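# Extending a function from tests on $2^D$ points, with constant $\exp(\mathrm{poly}(D))$

## 1. Points on a line

Let $E=\{-1,0,1\}\subset\mathbb R$ and $f(-1)=f(1)=1$, $f(0)=0$. Among all differentiable $F:\mathbb R\to\mathbb R$ with $F=f$ on $E$, how small can the Lipschitz constant $M$ of $F'$ be? The function $F(x)=x^2$ has $M=2$. Nothing smaller is possible, since
$$2=\big(F(1)-F(0)\big)-\big(F(0)-F(-1)\big)=\int_0^1\big(F'(t)-F'(t-1)\big)\,dt\le M .$$
Now suppose that we may test only two points of $E$ at a time. Any two values are matched by an affine function, for which $M=0$, so tests on pairs see nothing. A test on three points sees everything here.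

Take more points, $x_1<\dots<x_N$ with $N\ge3$, and data $f(x_i)$. Put $L_i=x_{i+1}-x_i$ and $s_i=(f(x_{i+1})-f(x_i))/L_i$. Suppose only that each three consecutive values can be matched by some $F$ (depending on the triple) whose derivative is $M$-Lipschitz. For such an $F$ on the triple $x_{i-1},x_i,x_{i+1}$,
$$s_i-s_{i-1}=\int_0^1\big(F'(x_i+\tau L_i)-F'(x_{i-1}+\tau L_{i-1})\big)\,d\tau ,$$
and the two arguments differ by $(1-\tau)L_{i-1}+\tau L_i$. Hence
$$|s_i-s_{i-1}|\le \tfrac M2(L_{i-1}+L_i).\tag{1.1}$$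
This is enough to build one function for all points. Choose derivatives $p_i$ at the points:
$$p_i=\frac{L_is_{i-1}+L_{i-1}s_i}{L_{i-1}+L_i}\quad(1<i<N),\qquad p_1=s_1,\quad p_N=s_{N-1}.$$
Then $p_i-s_i=L_i(s_{i-1}-s_i)/(L_{i-1}+L_i)$, so $|p_i-s_i|\le\frac M2L_i$ by (1.1), and in the same way $|p_{i+1}-s_i|\le\frac M2L_i$. On $[x_i,x_{i+1}]$ put $\tau=(x-x_i)/L_i$, $a=p_i-s_i$, $b=p_{i+1}-s_i$, and
$$F'(x)=s_i+a(1-\tau)+b\tau-3(a+b)\tau(1-\tau).$$
At the endpoints $F'$ equals $p_i$ and $p_{i+1}$. Its mean is $s_i+\frac{a+b}2-\frac{3(a+b)}6=s_i$, so integration reproduces the data. Its derivative in $x$ is $L_i^{-1}\big(b-a-3(a+b)(1-2\tau)\big)$, which is affine in $\tau$ with end values $L_i^{-1}(-4a-2b)$ and $L_i^{-1}(2a+4b)$, hence at most $3M$ in absolute value. Continue $F$ affinely outside $[x_1,x_N]$. So tests on three points with constant $M$ give an extension from the whole set with constant $3M$.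

The order of the line told us which slopes to compare, and it offered a canonical derivative $p_i$. In $\mathbb R^n$ there is no order, and for higher smoothness the unknown at each point is a whole Taylor polynomial. How many points must one test at a time then, and what does one lose?

## 2. The finiteness principle, and two theorems that imply the result

Let $m,n\ge1$. $C^{m-1,1}(\mathbb R^n)$ is the space of $F:\mathbb R^n\to\mathbb R$ whose $(m-1)$-st order partial derivatives are Lipschitz, with the seminorm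
$$\|F\|=\sup_{x\ne y}\Big(\sum_{|\alpha|=m-1}\frac{(\partial^\alpha F(x)-\partial^\alpha F(y))^2}{|x-y|^2}\Big)^{1/2}.$$
$\mathcal P$ is the space of real polynomials of degree at most $m-1$ in $n$ variables, $\mathcal M=\{\alpha:|\alpha|\le m-1\}$, and $D=\dim\mathcal P=\#\mathcal M=\binom{n+m-1}n$. Polynomials $P\in\mathcal P$ have $\|P\|=0$.

**Definition (finiteness principle).** The finiteness principle with constants $k^\#$ and $C^\#$ says: for every $E\subset\mathbb R^n$, $f:E\to\mathbb R$ and $M>0$, if for every $S\subset E$ with $\#S\le k^\#$ there is $F^S\in C^{m-1,1}(\mathbb R^n)$ with $F^S=f$ on $S$ and $\|F^S\|\le M$, then there is $F\in C^{m-1,1}(\mathbb R^n)$ with $F=f$ on $E$ and $\|F\|\le C^\#M$.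

In Section 1 we had $n=1$, $m=2$, $D=2$, and for finite $E$ we proved this with $k^\#=3$, $C^\#=3$. Fefferman proved the principle for all $m,n$ with $k^\#=C^\#=O(\exp(\exp(D)))$. Bierstone and Milman, and Shvartsman, obtained $k^\#=2^D$, with $C^\#$ still of order $\exp(\exp(D))$. The problem comes from the paper of Jacob Carruth, Abraham Frei-Pearson, Arie Israel and Bo'az Klartag, "A coordinate-free proof of the finiteness principle for the Whitney extension problem", arXiv:1808.06658 (2018): can one have $k^\#=2^D$ together with $C^\#=\exp(P(D))$ for one polynomial $P$ independent of $m$ and $n$? The answer is yes.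

**Theorem 1.** There is an absolute constant $c$ such that for all $m,n\ge1$ the finiteness principle holds with $k^\#=2^D$ and $C^\#=\exp(cD^{14})$.

No optimality is claimed for the exponent $14$ or for the number $2^D$. The case $m=1$ is classical: $D=1$, the hypothesis on pairs says that $f$ is $M$-Lipschitz, and McShane's theorem extends it with the same constant, so $C^\#=1$ works. From now on $m\ge2$. Then $n\le D-1$ (count $\alpha$ with $|\alpha|\le1$), $m\le D$, and $D\ge2$.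

Theorem 1 is assembled in Section 16 from the following two theorems. Here $J_xF\in\mathcal P$ is the Taylor polynomial of degree $m-1$ of $F$ at $x$ (the jet of $F$ at $x$), and $O(\cdot)$ hides absolute constants.

**Theorem 2.** There are an integer $\ell_0\le3D^2$ and $C_0\le e^{O(D^{14})}$ such that for all $E\subset\mathbb R^n$, $f:E\to\mathbb R$, $x_0\in\mathbb R^n$, $M>0$, $P\in\mathcal P$: if for every $S\subset E$ with $\#S\le(D+1)^{\ell_0}$ there is $F^S$ with $F^S=f$ on $S$, $J_{x_0}F^S=P$, $\|F^S\|\le M$, then there is $F$ with $F=f$ on $E$, $J_{x_0}F=P$, $\|F\|\le C_0M$.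

**Theorem 3.** Let $\#S=k\ge2$, $f:S\to\mathbb R$, $M>0$, and suppose every $S'\subset S$ with $\#S'\le2^D$ admits $F^{S'}$ with $F^{S'}=f$ on $S'$, $\|F^{S'}\|\le M$. Then there is $F$ with $F=f$ on $S$ and $\|F\|\le C_RM$, where $C_R=e^{O(D^3)}k^{3m+2}(h^2k)^h$, $h=\lfloor D(1+\log_2k)\rfloor$.

Theorem 2 needs about $(D+1)^{3D^2}$ points per test, a number whose logarithm is polynomial in $D$. Theorem 3 brings the number down to $2^D$, and $\log C_R$ is polynomial in $D$ and $\log k$.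

Throughout, $B(x,\rho)$ is the closed ball; for matrices, $\|\cdot\|$ is the operator norm and $\|\cdot\|_{HS}$ the Hilbert–Schmidt norm. We use these textbook facts: Helly's theorem (finitely many convex sets in a $D$-dimensional space have a common point if any $D+1$ of them do), Arzelà–Ascoli, Rademacher's theorem, and Hahn–Banach. For $F\in C^{m-1,1}$ the derivatives of order $m$ exist almost everywhere; they are the weak derivatives, so they do not depend on the order of differentiation, and Leibniz' rule holds a.e. for a product of $F$ with a $C^m$ function.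

## 3. Jets seen at a point and at a scale

**Definition (jet norms).** For $P\in\mathcal P$, $x\in\mathbb R^n$, $\rho>0$ put $(\iota_{x,\rho}P)_\alpha=\rho^{|\alpha|-m}\partial^\alpha P(x)/\sqrt{\alpha!}$ for $\alpha\in\mathcal M$, and $|P|_{x,\rho}=|\iota_{x,\rho}P|$, the Euclidean norm in $\mathbb R^{\mathcal M}$.

For $n=1$, $m=2$ and $P(z)=c+pz$ this is $\iota_{0,\rho}P=(c\rho^{-2},p\rho^{-1})$: a jet has norm about $1$ at scale $\rho$ when it is about as big on $B(x,\rho)$ as a function with $\|F\|\le1$ that vanishes to order $m-1$ at a point of that ball.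

Since $1\le m-|\alpha|\le m$, for $\rho\le\rho'$ we have
$$(\rho/\rho')^m|P|_{x,\rho}\le|P|_{x,\rho'}\le(\rho/\rho')|P|_{x,\rho},\qquad|\partial^\beta P(x)|\le\sqrt{\beta!}\,\rho^{m-|\beta|}|P|_{x,\rho}.\tag{3.1}$$

*Changing the point.* Let $C_1=1+D\,m!$. From $\partial^\alpha P(y)=\sum_\beta\partial^{\alpha+\beta}P(x)(y-x)^\beta/\beta!$, the matrix $\iota_{y,\rho}\iota_{x,\rho}^{-1}-I$ has at $(\alpha,\alpha+\beta)$, $\beta\ne0$, the entry $\frac{\sqrt{(\alpha+\beta)!}}{\sqrt{\alpha!}\,\beta!}\big(\frac{y-x}\rho\big)^\beta$, and zeros elsewhere. If $|x-y|\le\kappa\rho$ with $\kappa\le1$, each entry is at most $\sqrt{(m-1)!}\,\kappa$, because $(\alpha+\beta)!\le(m-1)!$ and $\kappa^{|\beta|}\le\kappa$. So the Hilbert–Schmidt norm is at most $D\sqrt{(m-1)!}\,\kappa$, and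
$$\begin{aligned}&\|\iota_{y,\rho}\iota_{x,\rho}^{-1}-I\|\le C_1\kappa&&\text{if }|x-y|\le\kappa\rho,\ \kappa\le1;\\&|P|_{y,\rho}\le C_1|P|_{x,\rho}&&\text{if }|x-y|\le\rho;\\&|P|_{y,\rho}\le C_1a^m|P|_{x,\rho}&&\text{if }|x-y|\le a\rho,\ a\ge1.\end{aligned}\tag{3.2}$$
The last line is $|P|_{y,\rho}\le a^m|P|_{y,a\rho}\le a^mC_1|P|_{x,a\rho}\le a^mC_1|P|_{x,\rho}$.

*Taylor's formula.* Let $G=F-J_xF$. Then $\|G\|=\|F\|$ and $\partial^\gamma G(x)=0$ for $|\gamma|\le m-1$. For $|\beta|=m-1-j$ let $g(t)=\partial^\beta G(x+t(y-x))$; then $g^{(i)}(0)=0$ for $i\le j$, and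
$$g^{(j)}(t)=\sum_{i_1,\dots,i_j}(y-x)_{i_1}\cdots(y-x)_{i_j}\,\partial^{\beta+e_{i_1}+\dots+e_{i_j}}G(x+t(y-x)).$$
Apply Cauchy–Schwarz over the tuples. The first factors give $|y-x|^j$. In the second sum each multiindex of order $m-1$ occurs for at most $n^j$ tuples, so that sum of squares is at most $n^j\|F\|^2t^2|y-x|^2$. Thus $|g^{(j)}(t)|\le|y-x|^jn^{j/2}\|F\|\,t|y-x|$. Integrating $j$ times,
$$|\partial^\beta(F-J_xF)(y)|\le n^{m/2}\|F\|\,|x-y|^{m-|\beta|}\qquad(\beta\in\mathcal M).\tag{3.3}$$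
Put $C_T=D^{1/2}n^{m/2}$. As $\partial^\beta(J_xF-J_yF)(y)=-\partial^\beta(F-J_xF)(y)$, and by symmetry in $x,y$,
$$|J_xF-J_yF|_{x,\rho},\ |J_xF-J_yF|_{y,\rho}\le C_T\|F\|\,|x-y|/\rho\qquad\text{if }|x-y|\le\rho.\tag{3.4}$$

*Derivatives of order $m$.* We have $|\partial^\beta F|\le\|F\|$ a.e. for $|\beta|=m$. Conversely:
$$F\in C^{m-1}\text{ with locally Lipschitz }(m-1)\text{-st derivatives},\ |\partial^\beta F|\le a\text{ a.e. for }|\beta|=m\ \Rightarrow\ \|F\|\le Da.\tag{3.5}$$
Indeed each $\partial^\alpha F$ with $|\alpha|=m-1$ has gradient at most $\sqrt n\,a$ a.e., hence (mollify) is $\sqrt n\,a$-Lipschitz, and $n\cdot\#\{|\alpha|=m-1\}\le D^2$.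

*Size near $x$.* If $\|F\|\le a$ and $|J_xF|_{x,\rho}\le b_0$, then
$$|\partial^\beta F(z)|\le\sqrt{m!}\,2^m(C_Ta+C_1b_0)\,\rho^{m-|\beta|}\qquad(|z-x|\le2\rho,\ |\beta|\le m-1),\tag{3.6}$$
because $|J_zF|_{z,2\rho}\le|J_zF-J_xF|_{z,2\rho}+C_1|J_xF|_{x,2\rho}\le C_Ta+C_1b_0$, and then (3.1) applies at scale $2\rho$.

Note $\log C_1,\log C_T=O(D^2)$.

## 4. Cutoffs with explicit constants, gluing, and a finite Whitney lemma

**Lemma 4.1 (cutoffs).** For $x\in\mathbb R^n$, $r>0$ there is $\theta\in C^m(\mathbb R^n)$ with $0\le\theta\le1$, $\theta=1$ on $B(x,r)$, $\theta=0$ off $B(x,2r)$, and $|\partial^\beta\theta|\le b\,r^{-|\beta|}$ for $|\beta|\le m$, where $b=(2m+4)^m(6m)^{2m}=e^{O(D^2)}$.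

*Proof.* Let $\eta=1$ on $(-\infty,1]$, $\eta=0$ on $[4,\infty)$, and on $[1,4]$
$$\eta(t)=\int_t^4((s-1)(4-s))^mds\Big/\int_1^4((s-1)(4-s))^mds .$$
As $\eta'$ vanishes to order $m$ at $1$ and $4$, $\eta\in C^m$. With $u=(s-\frac52)/\frac32$ we have $(s-1)(4-s)=\frac94(1-u^2)$, so $\eta'=-\frac23(1-u^2)^m/I$ with $I=\int_{-1}^1(1-u^2)^mdu$. Integrating over $|u|\le m^{-1/2}$ only, $I\ge\frac2{\sqrt m}(1-\frac1m)^m\ge\frac1{2\sqrt m}$ since $m\ge2$. By Leibniz on $(1-u)^m(1+u)^m$, the $l$-th $u$-derivative for $l\le m-1$ is at most $(2m)^l2^{2m}$ on $[-1,1]$. Hence for $1\le i\le m$, $|\eta^{(i)}|\le2\sqrt m(2m)^{m-1}4^m\le(8m)^m\le(6m)^{2m}$.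

Put $\theta(z)=\eta(|z-x|^2/r^2)$; by scaling and translation let $x=0$, $r=1$. Since
$$\partial_k\big(\eta^{(i)}(|z|^2)z^\gamma\big)=2\eta^{(i+1)}(|z|^2)z^{\gamma+e_k}+\gamma_k\eta^{(i)}(|z|^2)z^{\gamma-e_k},$$
each differentiation multiplies the sum of the coefficients by at most $m+2$, so after $|\beta|\le m$ of them this sum is at most $(m+2)^m$; and $|z^\gamma|\le2^m$ on $B(0,2)$. $\square$

We call $\theta$ the cutoff of radius $r$ at $x$. The next lemma glues local extensions whose scale $R(x)$ varies with the point.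

**Lemma 4.2 (gluing).** Let $E$ be finite, $f:E\to\mathbb R$, $\delta>0$, and let $R:B(x_0,2\delta)\to(0,\delta]$ be $1$-Lipschitz. For each $x\in B(x_0,2\delta)$ let $F_x\in C^{m-1,1}$ with $\|F_x\|\le Q$, $F_x=f$ on $E\cap B(x,R(x)/2)$, and put $P_x=J_xF_x$. Assume $|P_x-P_{x'}|_{x',R(x')}\le Q$ whenever $|x-x'|\le R(x')$, and $|P_x-P_{x_0}|_{x,\delta}\le Q$ for all $x$. Then there is $F$ with $F=f$ on $E\cap B(x_0,\delta)$, $J_{x_0}F=P_{x_0}$, $\|F\|\le C_gQ$, $C_g=e^{O(D^3)}$.

*Proof.* **Covering.** This selects finitely many centers. $R$ is continuous and positive on a compact set, hence bounded below by a positive constant. So there is a maximal, and finite, family $x_0,x_1,\dots$ in $B(x_0,2\delta)$, containing $x_0$, such that the balls $B(x_i,R_i/20)$ are disjoint, $R_i=R(x_i)$. By maximality, for each $x\in B(x_0,2\delta)$ some $i$ has $|x-x_i|\le(R(x)+R_i)/20$. Then $R(x)\le R_i+|x-x_i|$ gives $R(x)\le\frac{21}{19}R_i$, and so $|x-x_i|\le\frac2{19}R_i\le R_i/9$.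

**Overlap.** This bounds the number of centers active at a point. Let $z\in B(x_0,2\delta)$ and $|z-x_i|\le R_i/4$. Then $\frac34R_i\le R(z)\le\frac54R_i$, that is, $\frac45R(z)\le R_i\le\frac43R(z)$. So $B(x_i,R_i/20)$ has radius at least $R(z)/25$ and lies in $B(z,0.3R_i)\subset B(z,0.4R(z))$. By disjointness and volumes, there are at most $10^n$ such $i$.

**Partition of unity.** Let $\varphi_i$ be the cutoff of radius $R_i/9$ at $x_i$ (supported in $B(x_i,2R_i/9)$) and $\theta_i=\varphi_i\prod_{j<i}(1-\varphi_j)$. Then $\sum\theta_i=1-\prod(1-\varphi_i)=1$ on $B(x_0,2\delta)$. Near $x_0$, $\theta_0=1$ and $\theta_i=0$ for $i>0$. Let $|z-x_0|<2\delta$. At most $10^n$ of the $\varphi_i$ are not identically $0$ near $z$, because $\frac29<\frac14$, and for these $|\partial^\gamma\varphi_i(z)|\le b(9/R_i)^{|\gamma|}\le b(12/R(z))^{|\gamma|}$. A derivative of order $|\beta|\le m$ of a product of at most $10^n$ factors is a sum of at most $10^{n|\beta|}$ terms, each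 with at most $|\beta|$ differentiated factors, the others bounded by $1$. Hence $|\partial^\beta\theta_i(z)|\le b'R(z)^{-|\beta|}$ for $|\beta|\le m$, with $b'=(12b\,10^n)^m=e^{O(D^3)}$.

**The function.** Let $\chi$ be the cutoff of radius $\delta$ at $x_0$, $P_0=P_{x_0}$, and
$$F=P_0+\chi\sum_i\theta_i(F_{x_i}-P_0).$$
Near $x_0$ we have $F=F_{x_0}$, so $J_{x_0}F=P_0$. If $z\in E\cap B(x_0,\delta)$ and $\theta_i(z)\ne0$, then $|z-x_i|\le2R_i/9\le R_i/2$, so $F_{x_i}(z)=f(z)$; as $\chi(z)=\sum\theta_i(z)=1$, $F(z)=f(z)$. The $(m-1)$-st derivatives of $F$ are locally Lipschitz, so by (3.5) it remains to bound the derivatives of order $m$ a.e.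

**Estimate.** For $|z-x_0|>2\delta$ they vanish. Let $|z-x_0|<2\delta$ and choose $i_0$ with $|z-x_{i_0}|\le R_{i_0}/9$; then $\frac89R_{i_0}\le R(z)\le\frac{10}9R_{i_0}$. Since $\sum\theta_i=1$ near $z$,
$$F=P_0+\chi(F_{x_{i_0}}-P_0)+\chi\sum\theta_iH_i\ \text{ near }z,\qquad H_i=F_{x_i}-F_{x_{i_0}}.$$
If $\theta_i\not\equiv0$ near $z$, then $|z-x_i|\le R_i/4\le\frac13R(z)\le\frac{10}{27}R_{i_0}$, so $|x_i-x_{i_0}|\le(\frac{10}{27}+\frac19)R_{i_0}\le R_{i_0}$. The hypothesis and (3.2) give $|P_{x_i}-P_{x_{i_0}}|_{z,R_{i_0}}\le C_1Q$, and (3.4), used for $F_{x_i}$ and for $F_{x_{i_0}}$, gives $|J_zH_i|_{z,R_{i_0}}\le(2C_T+C_1)Q$. So $|\partial^\gamma H_i(z)|\le\sqrt{m!}(2C_T+C_1)Q\,R_{i_0}^{m-|\gamma|}$ for $|\gamma|\le m-1$, and $|\partial^\gamma H_i|\le2Q$ a.e. for $|\gamma|=m$. Since $R_{i_0}\le\frac98R(z)$ and $R(z)\le\delta$, Leibniz (total coefficient $3^m$ for three factors) gives a.e., for $|\beta|=m$,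
$$\Big|\partial^\beta\Big(\chi\sum\theta_iH_i\Big)(z)\Big|\le10^n3^m\,b\,b'\,(9/8)^m\sqrt{m!}\,(2C_T+C_1+2)\,Q.$$
Also $|J_zF_{x_{i_0}}-P_0|_{z,\delta}\le C_TQ+C_1|P_{x_{i_0}}-P_0|_{x_{i_0},\delta}\le(C_T+C_1)Q$, so a.e. $|\partial^\beta(\chi(F_{x_{i_0}}-P_0))(z)|\le2^mb\sqrt{m!}(C_T+C_1+1)Q$. By (3.5), $\|F\|\le e^{O(D^3)}Q$. $\square$

**Lemma 4.3 (finite Whitney lemma).** Let $S$ be finite, $\#S\ge2$, and $P_u\in\mathcal P$ $(u\in S)$ with $|P_u-P_v|_{u,|u-v|}\le Q$ for all $u\ne v$. Then there is $F$ with $F(u)=P_u(u)$ on $S$ and $\|F\|\le e^{O(D^3)}Q$.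

*Proof.* We feed Lemma 4.2 with polynomials. Let $f(u)=P_u(u)$, $x_0\in S$, $\delta=\operatorname{diam}S$, $s_0=\frac13\min_{u\ne v}|u-v|$, and $R(x)=\min\{\delta,\max\{s_0,\operatorname{dist}(x,S)\}\}$, which is $1$-Lipschitz. Let $u(x)$ be a nearest point of $S$ and $F_x=P_{u(x)}$; so $\|F_x\|=0$ and $J_xF_x=P_{u(x)}$.

Let $v\in S\cap B(x,R(x)/2)$; then $\operatorname{dist}(x,S)\le R(x)/2$. If $\operatorname{dist}(x,S)\ge s_0$, then $R(x)\le\operatorname{dist}(x,S)$ and the distance would be $0$, which is absurd. So $R(x)=s_0$ and $|v-u(x)|\le\frac{s_0}2+\frac{s_0}2<\min_{u\ne v}|u-v|$, that is, $v=u(x)$. Thus $F_x=f$ on $S\cap B(x,R(x)/2)$.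

On $B(x_0,2\delta)$ we have $|u(x)-x|\le2R(x)$: if $R(x)=\delta$ use $\operatorname{dist}(x,S)\le|x-x_0|\le2\delta$, otherwise $R(x)\ge\operatorname{dist}(x,S)$. Let $|x-x'|\le R(x')=:R$, $u=u(x)\neq u'=u(x')$. Then $R(x)\le2R$ and $|u-u'|\le4R+R+2R=7R$, so $|P_u-P_{u'}|_{u',7R}\le Q$, then $|P_u-P_{u'}|_{x',7R}\le C_1Q$, then $|P_u-P_{u'}|_{x',R}\le7^mC_1Q$. Finally $|u(x)-x_0|\le\delta$ gives $|P_{u(x)}-P_{x_0}|_{u(x),2\delta}\le Q$; as $|x-u(x)|\le2\delta$, $|P_{u(x)}-P_{x_0}|_{x,2\delta}\le C_1Q$ and $|P_{u(x)}-P_{x_0}|_{x,\delta}\le2^mC_1Q$. Apply Lemma 4.2 with $7^mC_1Q$ in place of $Q$, and note $S\subset B(x_0,\delta)$. $\square$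

## 5. Admissible jets, and why choosing them by Helly is not enough

Until Section 11 we fix a finite set $E$. Put $k_\ell=(D+1)^\ell$ for integers $\ell\ge0$.

**Definition (admissible jets).** For $f:E\to\mathbb R$, $S\subset E$, $M>0$ let
$$\Gamma(x,S,M)=\{J_xF:F=f\text{ on }S,\ \|F\|\le M\},\qquad\Gamma_\ell(x,M)=\bigcap_{S\subset E,\ \#S\le k_\ell}\Gamma(x,S,M),$$
and let $\sigma_\ell(x)$ be $\Gamma_\ell(x,1)$ for $f=0$.

The set $\sigma_\ell(x)$ is convex and symmetric. It is closed: if jets of functions vanishing on $S$ with norm at most $1$ converge, then by Arzelà–Ascoli a subsequence of the functions converges locally uniformly with derivatives of order at most $m-1$. $\Gamma_\ell$ and $\sigma_\ell$ decrease in $\ell$, and directly from the definition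
$$\Gamma_\ell(x,a)+\lambda\sigma_\ell(x)\subset\Gamma_\ell(x,a+\lambda),\qquad\Gamma_\ell(x,a)-\Gamma_\ell(x,b)\subset(a+b)\,\sigma_\ell(x).\tag{5.1}$$

*Example 5.1.* Let $n=1$, $m=2$, $E=\{0,h\}$, $x=0$. If $F(0)=0$, then $P=J_0F$ has $P(0)=0$. If $J_0F=c+pz$, $F(h)=0$ and $\|F\|\le1$, then $|c+ph|=|\int_0^h(F'(t)-F'(0))dt|\le h^2/2$. So $\sigma_\ell(0)\subset\{pz:|p|\le h/2\}$. Conversely $F(z)=pz-\frac phz^2$ vanishes on $E$, has $J_0F=pz$, and $\|F\|=2|p|/h\le1$ if $|p|\le h/2$. Hence $\sigma_\ell(0)=\{pz:|p|\le h/2\}$ for every $\ell\ge0$.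

**Lemma 5.2 (moving a jet).** If $P\in\Gamma_{\ell+1}(x,M)$ and $y\in\mathbb R^n$, there is $P'\in\Gamma_\ell(y,M)$ with $|P-P'|_{x,\rho},|P-P'|_{y,\rho}\le C_TM|x-y|/\rho$ for all $\rho\ge|x-y|$.

*Proof.* Consider the finitely many convex sets $\{J_yF:F|_S=f,\ J_xF=P,\ \|F\|\le M\}$, $\#S\le k_\ell$, in the $D$-dimensional space $\mathcal P$. Any $D+1$ of them have a common point, because the union of the corresponding $S$ has at most $(D+1)k_\ell=k_{\ell+1}$ points and $P\in\Gamma_{\ell+1}(x,M)$. By Helly all of them have a common point $P'$. It lies in $\Gamma_\ell(y,M)$, and (3.4) gives the estimate. $\square$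

Here is the first thing one would try. Choose some $P_x\in\Gamma_\ell(x,M)$ at every point of $E$, and feed the $P_x$ to Lemma 4.3. To compare $P_x$ and $P_{x'}$, move $P_x$ to $x'$ by Lemma 5.2: there is $P''\in\Gamma_{\ell-1}(x',M)$ close to $P_x$ at scale $|x-x'|$. But $P''$ and $P_{x'}$ are two unrelated elements of $\Gamma_{\ell-1}(x',M)$, and (5.1) says only that $P''-P_{x'}\in2M\sigma_{\ell-1}(x')$. The argument stops here, because $\sigma_{\ell-1}(x')$ can be unbounded. Take $n=2$, $m=2$, $f=0$ and $E$ inside the axis $\{z_2=0\}$. The function $c\,z_2$ vanishes on $E$ and has norm $0$, so $P_x=c_xz_2$ is admissible for arbitrary numbers $c_x$, and neighboring jets need not agree at all.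

In that example the cure is visible: insist that $P_x\in\operatorname{span}\{1,z_1\}$. In general we look for a subspace $V\subset\mathcal P$ such that at the point $y$ and scale $\rho$ in question

(T1) every $Q\in\mathcal P$ is $v+p$ with $v\in V$ of controlled norm and $p$ in a controlled multiple of $\sigma_\ell(y)$;

(T2) elements of $\sigma_{\ell'}(y)\cap V$ have controlled norm.

By (T1) one may correct an admissible jet by an element $p\in\sigma$, which costs little by (5.1), so that all jets lie in one coset $P_0+V$. Then (T2) bounds the differences that stopped us. The difficulty is that $V$ must serve at all points of a ball and in a whole range of scales, and $\sigma_\ell(y)$ looks different at different scales. In Example 5.1 the segment $\iota_{0,\rho}\sigma_\ell(0)$ has half-length $h/(2\rho)$: huge at scales $\rho\ll h$, negligible at scales $\rho\gg h$. We need a number that measures how big $\sigma$ is at a scale, and that changes whenever its shape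 changes.

## 6. A potential that is nearly an integer at quiet scales

Let $N=\operatorname{diag}(m-|\alpha|)_{\alpha\in\mathcal M}$, so $1\le N\le m$, and $W=\operatorname{tr}N$, so $2\le D\le W\le mD\le D^2$. For symmetric $G\ge0$ on $\mathbb R^{\mathcal M}$ let
$$\mathcal E(G)=\{G^{1/2}u:|u|\le1\},\qquad T_G=G(1+G)^{-1}.$$
$\mathcal E(G)$ is a possibly degenerate ellipsoid, with support function $\xi\mapsto|G^{1/2}\xi|=\langle G\xi,\xi\rangle^{1/2}$. Hence $L\mathcal E(G)=\mathcal E(LGL^T)$ for linear $L$.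

**Definition (potential).** $w(x,\ell,\rho)=\sup\{\operatorname{tr}(NT_G):\mathcal E(G)\subset\iota_{x,\rho}\sigma_\ell(x)\}\in[0,W]$.

The matrix $T_G$ has an eigenvalue near $1$ for each long axis and near $0$ for each short one, so $\operatorname{tr}(NT_G)$ counts long directions with weights. As $\iota_{x,e^{-s}}=e^{sN}\iota_{x,1}$, a fixed ellipsoid in $\mathcal P$, seen at scale $e^{-s}$, has matrix $G_s=e^{sN}Ge^{sN}$. Write $T_s=T_{G_s}$ and $w(s)=\operatorname{tr}(NT_s)$.

*Example 6.1.* In Example 5.1, $N=\operatorname{diag}(2,1)$ and the ellipsoids in the segment $\iota_{0,\rho}\sigma_\ell(0)$ are the $\mathcal E(\operatorname{diag}(0,g))$ with $g\le(h/2\rho)^2$. So $w(0,\ell,\rho)=\frac{h^2}{h^2+4\rho^2}$. It falls from $\frac45$ at $\rho=h/4$ to $\frac15$ at $\rho=h$, and away from this short transition it is near the integer $1$ or $0$.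

**Lemma 6.2.** (a) $\det(1+G_s)=\sum_{A\subset\mathcal M}\det(G_{AA})e^{2sN(A)}$ with $N(A)=\sum_{\alpha\in A}(m-|\alpha|)$. Hence $w(s)$ is the mean, and $w'(s)$ is twice the variance, of the probability measure $\mu_s(j)\propto c_je^{2js}$ on $\{0,\dots,W\}$, where $c_j=\sum_{N(A)=j}\det G_{AA}\ge0$.

(b) $w'=2\operatorname{tr}(N(1-T)NT)=2\operatorname{tr}(N^2(T-T^2))+\|[N,T]\|_{HS}^2$. So $\operatorname{tr}(T-T^2)\le w'/2$ and $\|[N,T]\|_{HS}^2\le w'$. Also $\|T'\|_{HS}\le\sqrt{2w'}$.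

(c) Let $s'<s''$, $\operatorname{Var}\mu_{s'}\le v'\le\frac18$, $\operatorname{Var}\mu_{s''}\le\frac18$, $w(s'')-w(s')\le\frac14$. Then for $s\in[s',s'']$: $w'(s)\le2W^2(8v'e^{-2(s-s')}+e^{-2(s''-s)})$; and for $s'\le s_2\le s_3\le s''$: $\|T_{s_3}-T_{s_2}\|_{HS}\le2W(\sqrt{8v'}e^{-(s_2-s')}+e^{-(s''-s_3)})$.

*Proof.* (a) This is the expansion of $\det(1+G_s)$ in principal minors; $c_0=1$. Moreover $\frac d{ds}\log\det(1+G_s)=\operatorname{tr}((1+G_s)^{-1}(NG_s+G_sN))=2\operatorname{tr}(NT_s)$, and the left side is twice the mean of $\mu_s$. The derivative of the mean with respect to $2s$ is the variance.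

(b) From $T=1-(1+G)^{-1}$, $T'=(1+G)^{-1}(NG+GN)(1+G)^{-1}=(1-T)NT+TN(1-T)$. This gives the first formula. As $[N,T]$ is antisymmetric, $\|[N,T]\|_{HS}^2=-\operatorname{tr}[N,T]^2=2\operatorname{tr}(N^2T^2)-2\operatorname{tr}(NTNT)$, and the second formula follows. Since $N^2\ge1$ and $T-T^2\ge0$, $\operatorname{tr}(N^2(T-T^2))\ge\operatorname{tr}(T-T^2)$. Finally, using $T^2\le T$ and $(1-T)^2\le1-T$,
$$\|TN(1-T)\|_{HS}^2=\operatorname{tr}(T^2N(1-T)^2N)\le\operatorname{tr}(TN(1-T)N)=w'/2,$$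
so $\|T'\|_{HS}\le2\sqrt{w'/2}=\sqrt{2w'}$.

(c) An integer-valued variable of variance at most $\frac18$ has mean within $\sqrt{1/8}<0.354$ of an integer. As $2(0.354)+0.25<1$, the same integer $j_0$ serves for $s'$ and $s''$. Values $j\ne j_0$ differ from the mean by more than $0.646$, and $0.646^{-2}<4$, so by Chebyshev $\mu_{s'}(\{j\ne j_0\})\le4v'\le\frac12$ and $\mu_{s''}(\{j\ne j_0\})\le\frac12$. Hence
$$\sum_{j<j_0}\frac{\mu_{s'}(j)}{\mu_{s'}(j_0)}\le8v',\qquad\sum_{j>j_0}\frac{\mu_{s''}(j)}{\mu_{s''}(j_0)}\le1 .$$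
The ratio $\mu_s(j)/\mu_s(j_0)$ is a constant times $e^{2(j-j_0)s}$. So for $s\in[s',s'']$ the sum over $j<j_0$ is at most $8v'e^{-2(s-s')}$, and the sum over $j>j_0$ is at most $e^{-2(s''-s)}$. Therefore $\operatorname{Var}\mu_s\le W^2\mu_s(\{j\ne j_0\})\le W^2(8v'e^{-2(s-s')}+e^{-2(s''-s)})$, and $w'=2\operatorname{Var}$. Integrate $\|T'\|_{HS}\le\sqrt{2w'}\le2W(\sqrt{8v'}e^{-(s-s')}+e^{-(s''-s)})$ over $[s_2,s_3]$. $\square$

In particular $w(s)$ is nondecreasing for every ellipsoid, so $w(x,\ell,\rho)$ is nonincreasing in $\rho$; it is nonincreasing in $\ell$ because $\sigma_\ell$ decreases.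

**Definition (graded projection).** A graded projection is an orthogonal projection $\Pi$ on $\mathbb R^{\mathcal M}$ that commutes with $N$. Then $\operatorname{tr}N\Pi\in\mathbb Z$.

In Example 6.1, $T_{G_s}$ is near the graded projection onto $e_1$ for $\rho\ll h$, and near $0$ for $\rho\gg h$. The next lemma says that this is general: if the potential hardly moves in a window of scales, then in the middle of it $T$ is exponentially close to a graded projection.

**Lemma 6.3.** Let $s_b-s_a=2t+2$, $t\ge1$, $w(s_b)-w(s_a)\le\frac14$, $s_*=\frac{s_a+s_b}2$. Then there is a graded projection $\Pi$ with $\|T_{s_*}-\Pi\|_{HS}\le14W^2e^{-t}$ and $\operatorname{tr}(T_{s_*}-T_{s_*}^2)\le14W^2e^{-t}$.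

*Proof.* Since $w'\ge0$ has integral at most $\frac14$, there are $s'\in[s_a,s_a+1]$ and $s''\in[s_b-1,s_b]$ with $w'\le\frac14$, that is, variance at most $\frac18$. As $s_*-s'\ge t$ and $s''-s_*\ge t$, Lemma 6.2(c) with $v'=\frac18$ gives $w'(s_*)\le4W^2e^{-2t}$. Let $T=T_{s_*}$ and let $T_d$ be its block-diagonal part with respect to the eigenspaces of $N$. The gaps between eigenvalues of $N$ are at least $1$, so $\|T-T_d\|_{HS}\le\|[N,T]\|_{HS}\le2We^{-t}$, and
$$\operatorname{tr}(T_d-T_d^2)=\operatorname{tr}(T-T^2)+\|T-T_d\|_{HS}^2\le2W^2e^{-2t}+4W^2e^{-2t}=6W^2e^{-2t}.$$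
Let $\Pi=1_{(1/2,\infty)}(T_d)$, which commutes with $N$. The eigenvalues $\lambda$ of $T_d$ lie in $[0,1]$, so $\|T_d-\Pi\|_{HS}\le\sum\min(\lambda,1-\lambda)\le2\operatorname{tr}(T_d-T_d^2)\le12W^2e^{-2t}$. Add: $2We^{-t}+12W^2e^{-2t}\le14W^2e^{-t}$. Also $\operatorname{tr}(T-T^2)\le w'(s_*)/2\le2W^2e^{-2t}$. $\square$

## 7. Near a projection: long directions, short directions, and multiplication by coordinates

Say $G$ is $\epsilon'$-close to $\Pi$ if $\|T_G-\Pi\|\le\epsilon'$ and $\operatorname{tr}(T_G-T_G^2)\le\epsilon'$, where $0<\epsilon'\le\frac1{100}$ and $\Pi$ is a graded projection. Let $H=\operatorname{Ran}\Pi$. Part (a) below says that $H$ consists of long directions of the ellipsoid. Part (b) says that if the ellipsoid nearly maximizes the potential in a convex set $\Omega$, then $\Omega$ is not long in any direction transversal to $H$: otherwise a longer ellipsoid would gain too much potential.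

**Lemma 7.1.** Let $G$ be $\epsilon'$-close to $\Pi$.

(a) For $h\in H$, $|h|=1$, there is $p\in\sqrt{\epsilon'}\mathcal E(G)$ with $|p-h|\le\epsilon'$.

(b) Let $\Omega\supset\mathcal E(G)$ be convex and symmetric, with $\operatorname{tr}NT_{G'}<\operatorname{tr}NT_G+\frac38$ whenever $\mathcal E(G')\subset\Omega$. Then for all $q\in\Omega$: $|(1-\Pi)q|\le33W\max(1,\sqrt{\epsilon'}|q|)$.

*Proof.* (a) Take $p=T_Gh=G^{1/2}\big(G^{1/2}(1+G)^{-1}h\big)$. Then $|G^{1/2}(1+G)^{-1}h|^2=\langle T_G(1-T_G)h,h\rangle\le\epsilon'$ and $|p-h|=|(T_G-\Pi)h|\le\epsilon'$.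

(b) If $|q|>\epsilon'^{-1/2}$, replace $q$ by $q/(\sqrt{\epsilon'}|q|)\in\Omega$. So we may assume $|q|\le\epsilon'^{-1/2}$ and must show $|(1-\Pi)q|\le33W$. Put $\lambda=\frac1{16W}\le\frac1{32}$, $c=(1-\lambda)^2$, $G_1=cG$, $G'=G_1+\lambda^2qq^T$. The support function of $\mathcal E(G')$ is
$$\big((1-\lambda)^2|G^{1/2}\xi|^2+\lambda^2\langle q,\xi\rangle^2\big)^{1/2}\le(1-\lambda)|G^{1/2}\xi|+\lambda|\langle q,\xi\rangle|,$$
and the right side is the support function of the compact convex set $(1-\lambda)\mathcal E(G)+\lambda[-q,q]\subset\Omega$. So $\mathcal E(G')\subset\Omega$. We compute what was lost and what was gained.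

The loss: $T_{G_1}\ge cT_G$, so $\operatorname{tr}NT_{G_1}\ge\operatorname{tr}NT_G-2\lambda W=\operatorname{tr}NT_G-\frac18$.

The gain: with $B=(1+G_1)^{-1}$, the Sherman–Morrison formula and $N\ge1$ give
$$\operatorname{tr}N(T_{G'}-T_{G_1})=\frac{\lambda^2\langle NBq,Bq\rangle}{1+\lambda^2\langle q,Bq\rangle}\ge\frac{\lambda^2|Bq|^2}{1+\lambda^2\langle q,Bq\rangle}.$$
To evaluate this, note $c\ge\frac14$ and $1+cg\ge c(1+g)$, so for $g\ge0$
$$\frac{cg}{(1+cg)^2}\le\frac{4g}{(1+g)^2},\qquad0\le\frac g{1+g}-\frac{cg}{1+cg}=\frac{(1-c)g}{(1+g)(1+cg)}\le\frac{4g}{(1+g)^2}.$$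
Applied to the eigenvalues of $G$: $\operatorname{tr}(B-B^2)\le4\operatorname{tr}(T_G-T_G^2)\le4\epsilon'$ and $\|B-(1-\Pi)\|\le\|T_G-T_{G_1}\|+\|T_G-\Pi\|\le5\epsilon'$. Thus $\langle q,Bq\rangle\le|Bq|^2+4\epsilon'|q|^2\le|Bq|^2+4$ and $|Bq|\ge|(1-\Pi)q|-5\epsilon'|q|\ge|(1-\Pi)q|-1$. Suppose $|(1-\Pi)q|\ge\frac2\lambda+1$. Then $\lambda^2|Bq|^2\ge4$, the gain is at least $\frac4{5+4\lambda^2}>\frac12$, and $\operatorname{tr}NT_{G'}>\operatorname{tr}NT_G-\frac18+\frac12=\operatorname{tr}NT_G+\frac38$, a contradiction. Hence $|(1-\Pi)q|<32W+1\le33W$. $\square$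

Next, $H$ is almost an ideal in the ring of jets. Put $X_ie_\alpha=\sqrt{\alpha_i+1}\,e_{\alpha+e_i}$ if $|\alpha|<m-1$, and $X_ie_\alpha=0$ if $|\alpha|=m-1$. Since $\partial^{\alpha+e_i}\big((z_i-x_i)P\big)(x)=(\alpha_i+1)\partial^\alpha P(x)$, we have $X_i\iota_{x,\rho}P=\iota_{x,\rho}J_x\big(\frac{z_i-x_i}\rho P\big)$: in our coordinates $X_i$ is multiplication by a rescaled coordinate. Also $\|X_i\|\le\sqrt m$.

**Lemma 7.2.** Let $\Omega=\iota_{x,\rho}\sigma_\ell(x)$, let $\mathcal E(G)\subset\Omega$ be as in Lemma 7.1(b), with $G$ $\epsilon'$-close to $\Pi$. Then $\|(1-\Pi)X_i\Pi\|\le C_3\epsilon'^{1/4}$ for all $i$, where $C_3=e^{O(D^3)}$.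

*Proof.* $\Pi$ commutes with $N$, and $X_i$ maps the part of degree $j$ (the span of $e_\alpha$, $|\alpha|=j$) into the part of degree $j+1$. So $(1-\Pi)X_i\Pi$ is an orthogonal direct sum of its restrictions to homogeneous parts, with mutually orthogonal ranges, and its norm is the maximum of their norms. For $j=m-1$ the restriction is $0$. So let $h\in H$ be homogeneous of degree $j\le m-2$, $|h|=1$.

The idea is to multiply functions that vanish on $S$ by a cut-off coordinate at the larger scale $a\rho$, $a=\epsilon'^{-1/4}>1$. Take $p$ from Lemma 7.1(a) and $P=\iota_{x,\rho}^{-1}p\in\sqrt{\epsilon'}\sigma_\ell(x)$. Going from scale $\rho$ to $a\rho$ shrinks the degree-$j$ vector $h$ by $a^{-(m-j)}\le a^{-2}$ and $p-h$ by at least $a^{-1}$, so $|P|_{x,a\rho}\le a^{-2}+\epsilon'a^{-1}\le2\sqrt{\epsilon'}$. For $\#S\le k_\ell$ let $F_S=0$ on $S$, $J_xF_S=P$, $\|F_S\|\le\sqrt{\epsilon'}$, and put $F'=\theta\,\frac{z_i-x_i}{a\rho}F_S$, with $\theta$ the cutoff of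 radius $a\rho$ at $x$. By (3.6) at scale $a\rho$, $|\partial^\beta F_S|\le\sqrt{m!}2^m(C_T+2C_1)\sqrt{\epsilon'}(a\rho)^{m-|\beta|}$ on $B(x,2a\rho)$ for $|\beta|\le m-1$, while $|\partial^\beta F_S|\le\sqrt{\epsilon'}$ a.e. for $|\beta|=m$; on this ball the derivatives of $\frac{z_i-x_i}{a\rho}$ of order $\gamma$ are at most $2(a\rho)^{-|\gamma|}$. By Leibniz and (3.5), $\|F'\|\le C_4\sqrt{\epsilon'}$ with
$$C_4=D\,3^m\,2b\,\big(\sqrt{m!}2^m(C_T+2C_1)+1\big)=e^{O(D^2)},\qquad C_4\ge2\sqrt m.$$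
Moreover $F'=0$ on $S$ and $\iota_{x,\rho}J_xF'=X_ip/a$, which does not depend on $S$. As $S$ was arbitrary, $q:=X_ip/(aC_4\sqrt{\epsilon'})=\epsilon'^{-1/4}X_ip/C_4\in\Omega$, and $|q|\le\epsilon'^{-1/4}\sqrt m(1+\epsilon')/C_4\le\epsilon'^{-1/2}$. Lemma 7.1(b) gives $|(1-\Pi)q|\le33W$, that is, $|(1-\Pi)X_ip|\le33WC_4\epsilon'^{1/4}$. Since $|X_i(p-h)|\le\sqrt m\,\epsilon'$, the constant $C_3=33WC_4+\sqrt m$ works. $\square$

## 8. A complement spanned by monomials

We want a complement to $H$ that is the same polynomial space at every point and every scale.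

**Definition (monotone set).** $A\subset\mathcal M$ is monotone if $\alpha\in A$, $\alpha+e_i\in\mathcal M$ imply $\alpha+e_i\in A$. Put $V_A=\operatorname{span}\{z^\alpha:\alpha\notin A\}\subset\mathcal P$.

For $n=m=2$, $A=\{(0,1)\}$ is monotone and $V_A=\operatorname{span}\{1,z_1\}$, the space from Section 5. The set $\{(0,0)\}$ is not monotone, and $\operatorname{span}\{z_1,z_2\}$ is not translation invariant. If $A$ is monotone, then $\mathcal M\setminus A$ is closed under passing to smaller multiindices, so $V_A$ is translation and dilation invariant. For $P\in V_A$ this gives $\partial^\alpha P(x)=0$ for all $x$ and $\alpha\in A$, and comparing dimensions,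
$$\iota_{x,\rho}V_A=V:=\operatorname{span}\{e_\alpha:\alpha\notin A\}\qquad\text{for all }x,\rho.\tag{8.1}$$

**Lemma 8.1.** Let $K_0=e^{64D^9}$, $K=3K_0$. Let $\Pi$ be an orthogonal projection with range $H$ and $\|(1-\Pi)X_i\Pi\|\le\frac1{2K_0}$ for all $i$. Then there is a monotone $A$ such that with $V=\operatorname{span}\{e_\alpha:\alpha\notin A\}$: each $u\in\mathbb R^{\mathcal M}$ is $u=v+h$, $v\in V$, $h\in H$, $|v|,|h|\le K|u|$; and $|(1-\Pi)v|\ge|v|/K$ for $v\in V$.

*Proof.* **Step 1: flow $H$ until it is almost a coordinate subspace.** This produces the set $A$. There is $a\in\{1,\dots,D^2\}^n$ with $\langle a,\alpha\rangle$ distinct for distinct $\alpha\in\mathcal M$: for $\alpha\ne\beta$ at most a fraction $D^{-2}$ of all $a$ satisfy $\langle a,\alpha-\beta\rangle=0$ (fix all coordinates of $a$ but one at which $\alpha-\beta\ne0$), and there are fewer than $D^2$ unordered pairs. Let $N'=\operatorname{diag}(1+\langle a,\alpha\rangle)$, so $1\le N'\le1+D^2(m-1)\le D^3$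 and $\operatorname{tr}N'\le D^4$. Let $D_s=e^{sN'}$ and let $\Pi_s$ be the orthogonal projection onto $H^s=D_sH$.

If the columns of $Y$ form a basis of $H$ and $Y_s=D_sY$, then $\Pi_s=Y_s(Y_s^TY_s)^{-1}Y_s^T$ and $Y_s'=N'Y_s$, so
$$\Pi_s'=N'\Pi_s-2\Pi_sN'\Pi_s+\Pi_sN'=(1-\Pi_s)N'\Pi_s+\Pi_sN'(1-\Pi_s).$$
As in Lemma 6.2(b), with $\Pi_s^2=\Pi_s$, $\frac d{ds}\operatorname{tr}(N'\Pi_s)=2\operatorname{tr}(N'(1-\Pi_s)N'\Pi_s)=\|[N',\Pi_s]\|_{HS}^2$. (If $H=0$ all this is trivial.) As $0\le\operatorname{tr}(N'\Pi_s)\le D^4$, some $s\in[0,64D^6]$ has $\|[N',\Pi_s]\|_{HS}\le\tau:=\frac1{8D}$. Fix it; then $\|D_s\|\le e^{64D^6\cdot D^3}=K_0$ and $D_s\ge1$. As $N'$ has distinct integer entries, the off-diagonal part of $\Pi_s$ has Hilbert–Schmidt norm at most $\tau$. For the diagonal entries $d_\alpha\in[0,1]$, $\sum(d_\alpha-d_\alpha^2)=\operatorname{tr}\Pi_s^2-\sum d_\alpha^2\le\tau^2$. Let $A=\{\alpha:d_\alpha\ge\frac12\}$ and let $\Pi_A$ be the coordinate projection.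 Since $\min(d,1-d)\le2(d-d^2)$, $\|\Pi_s-\Pi_A\|\le\tau+2\tau^2\le\frac1{6D}$.

**Step 2: $A$ is monotone.** This uses the near-ideal property. We have $D_sX_iD_s^{-1}=e^{sa_i}X_i$. For $h\in H^s$, $X_ih=e^{-sa_i}D_sX_i(D_s^{-1}h)$ with $D_s^{-1}h\in H$, $|D_s^{-1}h|\le|h|$; so $\operatorname{dist}(X_ih,H^s)\le K_0\cdot\frac1{2K_0}|h|=\frac12|h|$. Let $\alpha\in A$, $\alpha+e_i\in\mathcal M$, $h=\Pi_se_\alpha$. Then $|h-e_\alpha|\le\frac1{6D}$, and since $X_ie_\alpha=\sqrt{\alpha_i+1}\,e_{\alpha+e_i}$,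
$$\operatorname{dist}(e_{\alpha+e_i},H^s)\le\operatorname{dist}(X_ie_\alpha,H^s)\le\frac{\sqrt m}{6D}+\frac12\le\frac23.$$
If $\alpha+e_i\notin A$, then $|\Pi_se_{\alpha+e_i}|\le\frac1{6D}$ and this distance would be at least $1-\frac1{6D}>\frac23$, a contradiction.

**Step 3: transversality.** This proves the two estimates. $\|\Pi_s-\Pi_A\|\le\frac14<1$ implies equal ranks, because a unit vector of the bigger range orthogonal to the smaller one would be preserved in norm by $\Pi_s-\Pi_A$. For $h\in H^s$, $|\Pi_Ah|\ge\frac34|h|$; so $\Pi_A:H^s\to\mathbb R^A$ is bijective. Hence each $u$ is $v+h$ with $h\in H^s$, $\Pi_Ah=\Pi_Au$, $v=u-h\in V$, $|h|\le\frac43|u|$, $|v|\le\frac73|u|$. Apply this to $D_su$ and go back by $D_s^{-1}$, using $D_sV=V$, $D_s^{-1}H^s=H$, $\|D_s^{-1}\|\le1$: the bounds become $\frac73K_0|u|\le K|u|$. For $v\in V$, $|(1-\Pi)v|=\operatorname{dist}(v,H)\ge K_0^{-1}\operatorname{dist}(D_sv,H^s)$; as $\Pi_AD_sv=0$, $|\Pi_sD_sv|\le\frac14|D_sv|$,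 so this is at least $\frac34K_0^{-1}|D_sv|\ge|v|/K$. $\square$

## 9. Constants, transversality, and its transfer to nearby points

Let $R_*=33WK$ and fix
$$\epsilon_*=\min\{\tfrac1{100},(2C_3K_0)^{-4},(66WK)^{-2}\},\quad\epsilon=14W^2e^{-t},\quad\epsilon'=1000D^{10}\sqrt\epsilon,$$
with $t$ the smallest positive integer for which $\epsilon'\le\epsilon_*$ and $\epsilon\le(100D)^{-10}$. Since $\log(1/\epsilon_*)=O(D^9)$, also $t=O(D^9)$. Put
$$\kappa_0=\frac1{8C_1C_T},\quad A_1=\frac{16C_1C_T}\epsilon,\quad A_*=A_1e^{(4W+1)(2t+2)},\quad\Lambda=2e^{t+2}A_*.$$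
Then $\log A_*,\log\Lambda=O(D^{11})$.

**Lemma 9.1.** Suppose $\Pi$ is a graded projection satisfying the hypothesis of Lemma 8.1, with $A,V$ as there, and $\mathcal E(G)\subset\iota_{y,\rho}\sigma_\ell(y)$ with $G$ $\epsilon'$-close to $\Pi$. Then

(T1) each $Q\in\mathcal P$ is $Q=v+p$, $v\in V_A$, $|v|_{y,\rho}\le2K|Q|_{y,\rho}$, $p\in|Q|_{y,\rho}\,\sigma_\ell(y)$.

If also $\ell'\le\ell$ and $w(y,\ell',\rho)<\operatorname{tr}NT_G+\frac38$, then

(T2) $q\in\sigma_{\ell'}(y)\cap V_A\Rightarrow|q|_{y,\rho}\le R_*$.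

*Proof.* (T1) For $u=\iota_{y,\rho}Q$ write $u=v_0+h_0$ by Lemma 8.1 and choose by Lemma 7.1(a) $p_0\in\sqrt{\epsilon'}|h_0|\mathcal E(G)$ with $|p_0-h_0|\le\epsilon'|h_0|\le\epsilon'K|u|\le\frac12|u|$. Then $u=v_0+p_0+(h_0-p_0)$; iterate with the remainder $h_0-p_0$, which is at most half as long. Summing, $|v|\le2K|u|$ and $p\in2K\sqrt{\epsilon'}|u|\mathcal E(G)\subset|u|\mathcal E(G)$.

(T2) $\Omega:=\iota_{y,\rho}\sigma_{\ell'}(y)\supset\iota_{y,\rho}\sigma_\ell(y)\supset\mathcal E(G)$ satisfies the hypothesis of Lemma 7.1(b). By (8.1), $\iota_{y,\rho}q\in V$, so with $|q|=|q|_{y,\rho}$, Lemmas 8.1 and 7.1(b) give $|q|/K\le33W\max(1,\sqrt{\epsilon'}|q|)$. As $33WK\sqrt{\epsilon'}\le\frac12$, the second entry can be the larger one only if $q=0$. So $|q|\le R_*$. $\square$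

**Lemma 9.2 (transfer).** Suppose (T1) (with $\ell$) and (T2) (with $\ell'$) hold at $(y,\rho)$, $\ell\ge\ell'$, $\ell\ge1$, and $|x-y|\le\kappa_0\rho$. Then

(T1$'$) each $Q$ is $v+p$, $v\in V_A$, $|v|_{x,\rho}\le3K|Q|_{x,\rho}$, $p\in2|Q|_{x,\rho}\,\sigma_{\ell-1}(x)$;

(T2$'$) $q\in\sigma_{\ell'+1}(x)\cap V_A\Rightarrow|q|_{x,\rho}\le3R_*$.

*Proof.* By (3.2), used in both directions, and $C_1\kappa_0\le\frac18$, the norms $|\cdot|_{x,\rho}$ and $|\cdot|_{y,\rho}$ agree up to a factor $\frac98$.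

(T1$'$) Let $|Q|_{y,\rho}=1$ and $Q=v+p$ as in (T1). By Lemma 5.2 there is $\tilde p\in\sigma_{\ell-1}(x)$ with $|p-\tilde p|_{y,\rho}\le C_T\kappa_0\le\frac18$. Iterate with the remainder $p-\tilde p$. The sum of the $v$'s converges and the remainders tend to $0$, so the sum of the $\tilde p$'s converges; as $\sigma_{\ell-1}(x)$ is closed and convex, the limit lies in $\frac87\sigma_{\ell-1}(x)$, and $|v_\infty|_{y,\rho}\le\frac{16}7K$. Changing norms: $\frac98\cdot\frac87\le2$ and $\frac98\cdot\frac{16}7\cdot\frac98\le3$.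

(T2$'$) By Lemma 5.2 choose $\tilde q\in\sigma_{\ell'}(y)$ with $|q-\tilde q|_{y,\rho}\le\frac18$, and write $q-\tilde q=v+p$ by (T1), $|v|_{y,\rho}\le K/4$, $p\in\frac18\sigma_\ell(y)\subset\frac18\sigma_{\ell'}(y)$. Then $q-v=\tilde q+p\in\frac98\sigma_{\ell'}(y)\cap V_A$, so $|q|_{y,\rho}\le\frac98R_*+\frac K4\le2R_*$ and $|q|_{x,\rho}\le\frac94R_*$. $\square$

## 10. Induction on the integer value of the potential

**Definition (local solvability).** $L(x,\rho,\ell,C)$ says: for every $f:E\to\mathbb R$ and $P\in\Gamma_\ell(x,1)$ there is $F$ with $F=f$ on $E\cap B(x,\rho)$, $J_xF=P$, $\|F\|\le C$.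

By scaling, the analogue with $\Gamma_\ell(x,M)$ and $\|F\|\le CM$ follows. $L$ for $\rho$ implies $L$ for smaller $\rho$. If $\#(E\cap B(x,\rho))\le1$ and $C\ge1$, then $L(x,\rho,\ell,C)$ holds: use $S=E\cap B(x,\rho)$ in the definition of $\Gamma_\ell$. Let $\ell_k=3(W-k)$, $0\le k\le W$.

**Main Lemma($k$).** If $w(x_0,\ell_k,A_*\delta)>k-\frac78$, then $L(x_0,\delta,\ell_k,C_k)$. Here $C_W=1$, $C_k=C_8C_{k+1}$, with $C_8=e^{O(D^{12})}$, $C_8\ge1$, independent of $k$ and $E$.

The statement is for all $x_0\in\mathbb R^n$, $\delta>0$, and we prove it by descending induction: the larger the potential, the larger $\sigma$, and the easier the extension. Passing from $k+1$ to $k$ uses up three levels of $\ell$, since $\ell_{k+1}=\ell_k-3$.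

**Base $k=W$.** Here $\sigma_0$ is so big that $E$ does not meet the ball. There is $\mathcal E(G)\subset\iota_{x_0,A_*\delta}\sigma_0(x_0)$ with $\operatorname{tr}N(1-T_G)<\frac78$. As $N\ge1$, $T_G\ge\frac18$, so $G\ge\frac17$, and since $\frac13\le7^{-1/2}$, $\sigma_0(x_0)$ contains the constant $(A_*\delta)^m/3$. If $y\in E\cap B(x_0,\delta)$, take $S=\{y\}$: some $F$ has $F(y)=0$, $\|F\|\le1$, $J_{x_0}F=(A_*\delta)^m/3$. By (3.3), $(A_*\delta)^m/3\le n^{m/2}\delta^m$, contradicting $A_*\ge16C_T\ge16n^{m/2}$. So $E\cap B(x_0,\delta)=\emptyset$; take $F=P$.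

*Induction step.* Let $0\le k<W$, assume Main Lemma($k+1$), and let $w(x_0,\ell_k,A_*\delta)>k-\frac78$. Fix $f$ and $P_0\in\Gamma_{\ell_k}(x_0,1)$. Note $\ell_k\ge3$.

**Step 1: a quiet scale.** We find a scale $\rho_*\in[A_1\delta,A_*\delta]$ at which an ellipsoid in $\sigma_{\ell_k}(x_0)$ is close to a graded projection. Choose an ellipsoid in $\sigma_{\ell_k}(x_0)$ with $w(s)>k-\frac78$ at $e^{-s}=A_*\delta$. Divide the range of scales from $A_*\delta$ down to $A_1\delta$ into $4W+1$ windows of logarithmic length $2t+2$. As $w$ is monotone with values in $[0,W]$, in some window it increases by less than $\frac14$. By Lemma 6.3, at the midpoint $\rho_*=e^{-s_*}$ of that window, $\|T-\Pi\|_{HS}\le\epsilon$ and $\operatorname{tr}(T-T^2)\le\epsilon$ with a graded projection $\Pi$. Let $j=\operatorname{tr}N\Pi\in\mathbb Z$. As $|\operatorname{tr}N(T-\Pi)|\le\|N\|_{HS}\,\epsilon\le m\sqrt D\,\epsilon<\frac18$, we get $j\ge w(s_*)-\frac18>k-1$, so $j\ge k$.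

**Step 2: ellipsoids at other points.** We carry this ellipsoid to all $y\in B(x_0,2\delta)$, with the same $\Pi$. The claim is that there is $\mathcal E_y\subset\sigma_{\ell_k-1}(y)$ whose matrix $G_y$ at scale $\rho_*$ satisfies, with $\epsilon_1=4D^2\epsilon$,
$$\|T_{G_y}-\Pi\|_{HS}\le\epsilon_1,\qquad\operatorname{tr}(T_{G_y}-T_{G_y}^2)\le\epsilon_1,\qquad\operatorname{tr}NT_{G_y}\ge j-\tfrac18.\tag{10.1}$$
Let $(h_a)_{a\le r}$ be an orthonormal basis of $H=\operatorname{Ran}\Pi$. By Lemma 7.1(a), with $\epsilon$ in place of $\epsilon'$, there are $p_a\in\sqrt\epsilon\,\iota_{x_0,\rho_*}\sigma_{\ell_k}(x_0)$ with $|p_a-h_a|\le\epsilon$. We have $|y-x_0|\le2\delta\le\frac2{A_1}\rho_*=\frac\epsilon{8C_1C_T}\rho_*$. By Lemma 5.2 there are $\tilde p_a\in\sqrt\epsilon\,\iota_{y,\rho_*}\sigma_{\ell_k-1}(y)$ with $|\tilde p_a-\iota_{y,\rho_*}\iota_{x_0,\rho_*}^{-1}p_a|\le\sqrt\epsilon\,\frac\epsilon8$, and by (3.2) $|\iota_{y,\rho_*}\iota_{x_0,\rho_*}^{-1}p_a-p_a|\le\frac\epsilon8(1+\epsilon)$.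 So $|\tilde p_a-h_a|\le2\epsilon$. Put
$$G_y=\frac1{D\epsilon}\sum_a\tilde p_a\tilde p_a^T,\qquad\mathcal E(G_y)=\Big\{\sum_ac_a\tilde p_a/\sqrt\epsilon:\sum c_a^2\le\tfrac1D\Big\}\subset\iota_{y,\rho_*}\sigma_{\ell_k-1}(y),$$
the inclusion because $\sum|c_a|\le1$ by Cauchy–Schwarz.

As $|\sum c_a(\tilde p_a-h_a)|\le2\sqrt D\,\epsilon|c|$, the $r$ nonzero eigenvalues $g$ of $G_y$ are at least $\frac{(1-2\sqrt D\epsilon)^2}{D\epsilon}\ge\frac1{2D\epsilon}$. Let $\tilde\Pi$ be the orthogonal projection onto $\operatorname{span}(\tilde p_a)$, of rank $r$. From $1-\frac g{1+g}\le\frac1g\le2D\epsilon$ we get $\|T_{G_y}-\tilde\Pi\|_{HS}\le2D^{3/2}\epsilon$ and $\operatorname{tr}(T_{G_y}-T_{G_y}^2)\le\sum\frac1g\le2D^2\epsilon\le\epsilon_1$. Since $\Pi$ and $\tilde\Pi$ have the same rank $r$,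
$$\|\tilde\Pi-\Pi\|_{HS}^2=2r-2\operatorname{tr}\Pi\tilde\Pi=2\sum_a|(1-\tilde\Pi)h_a|^2\le2\sum_a|h_a-\tilde p_a|^2\le8D\epsilon^2.$$
So $\|T_{G_y}-\Pi\|_{HS}\le2D^{3/2}\epsilon+3D^{1/2}\epsilon\le4D^2\epsilon$, as $D\ge2$. Finally $|\operatorname{tr}N(T_{G_y}-\Pi)|\le m\sqrt D\cdot4D^2\epsilon\le\frac18$, as $\epsilon\le(100D)^{-10}$. This proves (10.1).

**Step 3: stopping radii.** We record how far the induction hypothesis already reaches. For $y\in B(x_0,2\delta)$ let $r(y)=\sup\{\rho\in(0,\delta]:L(y,\rho,\ell_{k+1},C_{k+1})\}$. It is bounded below by a positive constant, because sufficiently small balls contain at most one point of $E$. If $A_*r(y)<\rho\le A_*\delta$, then $L(y,\rho/A_*,\ell_{k+1},C_{k+1})$ fails, so by Main Lemma($k+1$)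
$$w(y,\ell_{k+1},\rho)\le k+\tfrac18\qquad\text{for }A_*r(y)<\rho\le A_*\delta.\tag{10.2}$$
For $x\in B(x_0,2\delta)$ choose by Lemma 5.2 $P'_x\in\Gamma_{\ell_k-1}(x,1)$ with $|P'_x-P_0|_{x,\rho}\le C_T|x-x_0|/\rho$ for $\rho\ge|x-x_0|$; $P'_{x_0}=P_0$.

**Step 4 (Case 1): $r(y)\ge\rho_*/A_*$ for all $y\in B(x_0,2\delta)$.** Here local extensions exist at one common, not too small, scale, and crude estimates suffice. Let $R\equiv\rho_*/A_*\le\delta$ and $P_x=P'_x\in\Gamma_{\ell_k-1}(x,1)\subset\Gamma_{\ell_{k+1}}(x,1)$. Take $F_x$ from $L(x,R/2,\ell_{k+1},C_{k+1})$, with $J_xF_x=P_x$, $\|F_x\|\le C_{k+1}$. Since $|P'_x-P_0|_{x,2\delta}\le C_T$, $|P_x-P_0|_{x,\delta}\le2^mC_T$. For $|x-x'|\le R$, $|P_x-P_{x'}|_{x',2\delta}\le C_1C_T+C_T\le2C_1C_T$, so $|P_x-P_{x'}|_{x',R}\le(2\delta/R)^m2C_1C_T\le(2A_*)^m2C_1C_T$, as $\delta/R=A_*\delta/\rho_*\le A_*$. Lemma 4.2 gives $F$ with $F=f$ on $E\cap B(x_0,\delta)$, $J_{x_0}F=P_0$, $\|F\|\le e^{O(D^{12})}C_{k+1}$.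

From now on we are in Case 2: there is $y_1\in B(x_0,2\delta)$ with $A_*r(y_1)<\rho_*$.

**Step 5: $j=k$, and the choice of $V_A$.** This fixes the space of Section 5. If $j\ge k+1$, then (10.1) gives $w(y_1,\ell_{k+1},\rho_*)\ge w(y_1,\ell_k-1,\rho_*)\ge k+1-\frac18>(k+1)-\frac78$, so $L(y_1,\rho_*/A_*,\ell_{k+1},C_{k+1})$ holds by Main Lemma($k+1$) and $r(y_1)\ge\rho_*/A_*$, a contradiction. So $j=k$.

At $(y_1,\rho_*)$ let $\Omega=\iota_{y_1,\rho_*}\sigma_{\ell_{k+1}}(y_1)\supset\mathcal E(G_{y_1})$. By (10.2) and (10.1), $w(y_1,\ell_{k+1},\rho_*)\le k+\frac18\le\operatorname{tr}NT_{G_{y_1}}+\frac14$. As $\epsilon_1\le\epsilon'$, Lemma 7.2 gives $\|(1-\Pi)X_i\Pi\|\le C_3\epsilon'^{1/4}\le\frac1{2K_0}$. Let $A,V_A$ be given by Lemma 8.1 for $\Pi$. By (10.1) and Lemma 9.1: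
$$\begin{aligned}&\text{(T1) holds at }(x,\rho_*)\text{ with }\sigma_{\ell_k-1}(x)\text{ for every }x\in B(x_0,2\delta);\\&\text{(T2) holds at }(y_1,\rho_*)\text{ with }\sigma_{\ell_{k+1}}(y_1).\end{aligned}\tag{10.3}$$

**Step 6: the same $V_A$ works down to the stopping radius.** We show: if $y\in B(x_0,2\delta)$ and $e^{t+2}A_*r(y)\le\rho\le\rho_*$, then
$$\text{at }(y,\rho)\text{, (T1) holds with }\sigma_{\ell_k-1}(y)\text{ and (T2) with }\sigma_{\ell_{k+1}}(y).\tag{10.4}$$
Between $\rho_*$ and the stopping radius the potential is trapped by (10.2), so the ellipsoid cannot turn. In detail, let $T_s$, $w(s)$ belong to $\mathcal E_y$, and let $e^{-s_b}=e\,A_*r(y)$; so $s_b-1\ge s_*+t$. By (10.2), $w(s_b)\le w(y,\ell_{k+1},e^{-s_b})\le k+\frac18$, and by (10.1) $w(s_*)\ge k-\frac18$; so $w(s_b)-w(s_*)\le\frac14$. Write $T_{s_*}=\Pi+Z$, $\|Z\|_{HS}\le\epsilon_1$. As $\Pi$ commutes with $N$, $\operatorname{tr}N(1-\Pi)N\Pi=0$, and by Lemma 6.2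
$$\operatorname{Var}\mu_{s_*}=\operatorname{tr}(N(1-T_{s_*})NT_{s_*})=\operatorname{tr}(N(1-\Pi)NZ)-\operatorname{tr}(NZN\Pi)-\operatorname{tr}(NZNZ)\le m^2(2\sqrt D+\epsilon_1)\epsilon_1\le v,$$
where $v:=3m^2D\epsilon_1\le12D^5\epsilon\le\frac18$. Choose $s''\in[s_b-1,s_b]$ with $w'(s'')\le\frac14$, that is, $\operatorname{Var}\mu_{s''}\le\frac18$. For $s\in[s_*,s_b-1-t]$, that is, $\rho=e^{-s}\in[e^{t+2}A_*r(y),\rho_*]$, we have $s''-s\ge t$. Lemma 6.2(c) with $s'=s_*$, $v'=v$, together with $8v\le96D^5\epsilon$ and $e^{-t}=\epsilon/(14W^2)\le\epsilon\le\sqrt\epsilon$, gives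
$$\|T_s-\Pi\|\le\epsilon_1+2W(\sqrt{8v}+e^{-t})\le4D^2\sqrt\epsilon+2D^2\cdot10D^{5/2}\sqrt\epsilon+2D^2\sqrt\epsilon\le26D^{9/2}\sqrt\epsilon\le\epsilon',$$
$$\operatorname{tr}(T_s-T_s^2)\le\tfrac12w'(s)\le W^2(8v+e^{-2t})\le D^4(96D^5\epsilon+\epsilon)\le97D^9\epsilon\le\epsilon'.$$
Also, by (10.2), $w(y,\ell_{k+1},e^{-s})\le k+\frac18\le w(s_*)+\frac14\le w(s)+\frac14$. Lemma 9.1 with $\ell=\ell_k-1$, $\ell'=\ell_{k+1}$ proves (10.4).

**Step 7: a Lipschitz radius.** Lemma 4.2 needs a $1$-Lipschitz function, and $r$ need not be one. Let $R(x)=\inf_{y\in B(x_0,2\delta)}(r(y)+|x-y|)$ on $B(x_0,2\delta)$. It is $1$-Lipschitz, bounded below by a positive constant, and $R(x)\le r(x)\le\delta$. Put $\rho_x=\min(\Lambda R(x),\rho_*)$; as $\delta\le\rho_*$, $R(x)\le\rho_x\le\Lambda R(x)$. We claim that at $(x,\rho_x)$, (T1$'$) holds with $\sigma_{\ell_k-2}(x)$ and (T2$'$) with $\sigma_{\ell_{k+1}+1}(x)=\sigma_{\ell_k-2}(x)$.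

If $\Lambda R(x)\le\rho_*$, choose $y\in B(x_0,2\delta)$ with $r(y)+|x-y|\le2R(x)$. Then $\rho_x=2e^{t+2}A_*R(x)\ge e^{t+2}A_*r(y)$ and $|x-y|\le2R(x)\le\kappa_0\rho_x$, as $\Lambda\ge A_*\ge2/\kappa_0$. Use (10.4) and Lemma 9.2. If $\Lambda R(x)>\rho_*$, then $\rho_x=\rho_*$ and $|x-y_1|\le4\delta\le4\rho_*/A_1\le\kappa_0\rho_*$, as $A_1\kappa_0=2/\epsilon\ge4$. Use (10.3) at $y_1$ and Lemma 9.2.

**Step 8: jets in one coset.** We now normalize as planned in Section 5. For $x\in B(x_0,2\delta)$, $|P'_x-P_0|_{x,\rho_*}\le2C_T/A_1\le1$. By (T1) at $(x,\rho_*)$, $P'_x-P_0=v+p$ with $v\in V_A$, $|v|_{x,\rho_*}\le2K$, $p\in\sigma_{\ell_k-1}(x)$ (take $v=p=0$ for $x=x_0$). Put $P_x=P'_x-p=P_0+v$; so $P_{x_0}=P_0$. Then $P_x\in\Gamma_{\ell_k-1}(x,2)\cap(P_0+V_A)$ by (5.1), and $|P_x-P_0|_{x,\delta}\le(\rho_*/\delta)^m2K\le2KA_*^m$.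

**Step 9: consistency.** This is the comparison at which the first attempt stopped. Let $|x-x'|\le R(x')\le\rho:=\rho_{x'}$. By Lemma 5.2 there is $P''\in\Gamma_{\ell_k-2}(x',2)$ with $|P''-P_x|_{x',\rho}\le2C_T$. By (T1$'$) at $(x',\rho)$, $P''-P_x=v+p$ with $v\in V_A$, $|v|_{x',\rho}\le6KC_T$, $p\in4C_T\sigma_{\ell_k-2}(x')$. Then $P''-p=P_x+v\in P_0+V_A$, so by (5.1)
$$(P''-p)-P_{x'}\in V_A\cap(4+4C_T)\sigma_{\ell_k-2}(x'),$$
and (T2$'$) bounds its norm $|\cdot|_{x',\rho}$ by $3R_*(4+4C_T)$. As $P_x-P_{x'}=\big((P''-p)-P_{x'}\big)-v$,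
$$|P_x-P_{x'}|_{x',\rho_{x'}}\le C_7:=6KC_T+12R_*(1+C_T),\qquad|P_x-P_{x'}|_{x',R(x')}\le\Lambda^mC_7 .$$

**Step 10: gluing.** As $R(x)/2<r(x)$ and $P_x\in\Gamma_{\ell_{k+1}}(x,2)$, there is $F_x$ with $F_x=f$ on $E\cap B(x,R(x)/2)$, $J_xF_x=P_x$, $\|F_x\|\le2C_{k+1}$. Lemma 4.2 with $Q=\max(2C_{k+1},\Lambda^mC_7,2KA_*^m)$ gives $F=f$ on $E\cap B(x_0,\delta)$, $J_{x_0}F=P_0$, $\|F\|\le C_8C_{k+1}$ with $\log C_8=O(mD^{11})+O(D^9)+O(D^3)=O(D^{12})$; enlarge $C_8$ to cover Case 1. This completes the induction. $\square$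

## 11. Theorem 2 for finite and for infinite sets

For $k=0$ the hypothesis of the Main Lemma is vacuous, since $w\ge0>-\frac78$. So $L(x_0,\delta,\ell_0,C_0)$ holds for all $x_0,\delta$, with $\ell_0=3W\le3D^2$ and $C_0=C_8^W=e^{O(D^{14})}$. Taking $B(x_0,\delta)\supset E$ proves Theorem 2 for finite $E$.

Let $E$ be infinite. The set $\{F:J_{x_0}F=P,\ \|F\|\le C_0M\}$ is compact for locally uniform convergence of the derivatives of order at most $m-1$, by Arzelà–Ascoli. Its closed subsets $\{F=f\text{ on }E_0\}$, $E_0\subset E$ finite, are nonempty by the finite case and have the finite intersection property. So they have a common element. This proves Theorem 2. $\square$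

**Corollary 11.1.** Let $E$ be finite, $k_1=(D+1)^{\ell_0+1}$. If for every $S\subset E$ with $\#S\le k_1$ the function $f|_S$ has an extension of norm at most $M$, then there is $F$ with $F=f$ on $E$, $\|F\|\le C_0M$.

*Proof.* Fix any $x_0$. Any $D+1$ of the finitely many convex sets $\Gamma(x_0,S,M)$, $\#S\le k_{\ell_0}$, intersect, since the union of $D+1$ such $S$ has at most $k_1$ points. By Helly $\Gamma_{\ell_0}(x_0,M)\ne\emptyset$. Apply $L(x_0,\delta,\ell_0,C_0)$ with $B(x_0,\delta)\supset E$. $\square$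

## 12. A tree of clusters, and the dual problem

We turn to Theorem 3. By scaling let $M=1$; $S$ is a fixed set with $\#S=k\ge2$. From here on the letter $T$ denotes nodes of a tree.

**Definition (cluster tree).** Start with the singletons of $S$ and repeatedly merge two clusters at minimal distance. This gives a binary rooted tree with leaf set $S$; nodes are identified with clusters. For an internal node $Q$ merged from $T,T'$ let $\rho_Q=\operatorname{dist}(T,T')$. $T^+$ is the parent of $T$, and $u\vee v$ is the smallest node containing $u$ and $v$.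

For example $S=\{0,1,4\}\subset\mathbb R$ gives first $Q=\{0,1\}$ with $\rho_Q=1$, then the root with $\rho_S=3$. After a merger at distance $\rho$ all distances between clusters are still at least $\rho$. So merging distances are nondecreasing, and $\rho_Q\le\rho_{Q'}$ if $Q\subset Q'$. By induction $\operatorname{diam}Q\le(\#Q-1)\rho_Q\le k\rho_Q$, because the diameter of a merged cluster is at most the sum of the two diameters and $\rho_Q$. Also $|u-v|\ge\rho_{u\vee v}$ for $u\ne v$. Fix $u_Q\in Q$ and put, for internal $Q$,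
$$\nu_Q(P)=\max_{Q'\supseteq Q}|P|_{u_{Q'},\rho_{Q'}},$$
a norm on $\mathcal P$. Then $\nu_{Q'}\le\nu_Q$ for $Q\subset Q'$, so the dual norms on $\mathcal P^*$ satisfy $\nu_Q^*\le\nu_{Q'}^*$ for $Q\subset Q'$. Since $|u-u_{Q'}|\le k\rho_{Q'}$ for $u\in Q\subset Q'$, (3.1) and (3.2) give for $u\in Q$
$$\nu_Q(P)\le C_1k^m|P|_{u,\rho_Q},\qquad|P|_{u,\rho_Q}\le C_1k^m\nu_Q(P).\tag{12.1}$$

*The primal problem.* Let $\mathrm{val}(f)$ be the minimum of $\max_{T\ne S}\nu_{T^+}(P_T-P_{T^+})$ over all families $(P_T)$ of polynomials, $T$ running over the nodes, with $P_u(u)=f(u)$ at the leaves. It is the distance of a vector to a subspace in $\bigoplus_{T\ne S}\mathcal P$ with a max-norm, so it is attained. By Hahn–Banach, $\mathrm{val}(f)=\max\sum_T\zeta_T(P_T-P_{T^+})$, where $(P_T)$ is any one family with $P_u(u)=f(u)$, over $(\zeta_T)_{T\ne S}$ in $\mathcal P^*$ with $\sum\nu_{T^+}^*(\zeta_T)\le1$ that annihilate all families with $P_u(u)=0$ at the leaves. Collect the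 coefficient of each $P_T$: annihilation means $\zeta_u=\lambda_u\mathrm{ev}_u$ at leaves ($\mathrm{ev}_u(P)=P(u)$), $\zeta_Q=\sum_{T\text{ child of }Q}\zeta_T$ at internal $Q\ne S$, and $\sum_{T\text{ child of }S}\zeta_T=0$.

**Definition (zero-sum vectors and cost).** For $\lambda\in\mathbb R^S$ put $\varphi_T(\lambda)=\sum_{u\in T}\lambda_u\mathrm{ev}_u\in\mathcal P^*$ and $\mathrm{cost}(\lambda)=\sum_{T\ne S}\nu_{T^+}^*(\varphi_T(\lambda))$. Call $\lambda$ zero-sum if $\varphi_S(\lambda)=0$.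

For $m=2$ and $S=\{0,1,4\}$, the vector $\lambda=(3,-4,1)$ is zero-sum: $3-4+1=0$ and $-4+4=0$; here $\varphi_{\{0,1\}}=3\mathrm{ev}_0-4\mathrm{ev}_1=-\mathrm{ev}_4$. With this notation $\zeta_T=\varphi_T(\lambda)$, and collecting terms with each $P_T$,
$$\mathrm{val}(f)=\max\Big\{\sum_u\lambda_uf(u):\ \varphi_S(\lambda)=0,\ \mathrm{cost}(\lambda)\le1\Big\}.\tag{12.2}$$

**Proposition 12.1.** With $h=\lfloor D(1+\log_2k)\rfloor$, each zero-sum $\lambda$ is a finite sum of zero-sum $\lambda^{(i)}$ with $\#\operatorname{supp}\lambda^{(i)}\le2^D$ and $\sum_i\mathrm{cost}(\lambda^{(i)})\le C_{dec}\,\mathrm{cost}(\lambda)$, $C_{dec}=6k(h^2k)^h$.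

## 13. The decomposition implies Theorem 3

Let $\lambda'$ be zero-sum, $\operatorname{supp}\lambda'\subset S'$, $\#S'\le2^D$, $F=F^{S'}$ with $\|F\|\le1$. Pick $v_T\in T$ for each node and put $P_T=J_{v_T}F$. For $u\in S'$, $f(u)=F(u)=P_u(u)$. Telescoping from each leaf to the root and using $\varphi_S(\lambda')=0$,
$$\sum\lambda'_uf(u)=\sum\lambda'_u\mathrm{ev}_u(P_u)=\sum_{T\ne S}\varphi_T(\lambda')(P_T-P_{T^+}).$$
As $|v_T-v_{T^+}|\le k\rho_{T^+}$, (3.4) at scale $k\rho_{T^+}$, then (3.1) and (12.1) give $\nu_{T^+}(P_T-P_{T^+})\le C_1k^m\cdot k^mC_T$. So $|\sum\lambda'_uf(u)|\le C_1C_Tk^{2m}\mathrm{cost}(\lambda')$. By (12.2) and Proposition 12.1, $\mathrm{val}(f)\le C_1C_Tk^{2m}C_{dec}$.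

Take an optimal family $(P_T)$. For leaves $u\ne v$ sum along the tree path through $u\vee v$. It has at most $2k$ steps, and $\nu_{u\vee v}\le\nu_{T^+}$ for $T^+\subset u\vee v$, so $\nu_{u\vee v}(P_u-P_v)\le2k\,\mathrm{val}(f)$. Since $|u-v|\ge\rho_{u\vee v}$,
$$|P_u-P_v|_{u,|u-v|}\le|P_u-P_v|_{u,\rho_{u\vee v}}\le2C_1k^{m+1}\mathrm{val}(f).$$
Lemma 4.3 gives $F=f$ on $S$ with $\|F\|\le e^{O(D^3)}k^{3m+1}C_{dec}=e^{O(D^3)}k^{3m+2}(h^2k)^h$. This is Theorem 3. $\square$

## 14. Splitting zero-sum vectors: cones, and reduction to low depth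

The evaluations live in a $D$-dimensional space, so the obvious attempt is Carathéodory: write $\lambda$ as a sum of zero-sum vectors with at most $D+1$ points each and with the signs of $\lambda$. The pieces have few points, but their cost is out of control, because $\varphi_T(\lambda)$ can be small by cancellation that the pieces do not share.

*Example 14.1.* Let $n=1$, $m=2$, $0<h\le\frac14$ (here $h$ is a length), $S=\{-h,0,h,1-h,1,1+h\}$, $\lambda=(1,-2,1,1,-2,1)$. The tree first forms $Q=\{-h,0,h\}$ and $Q'=\{1-h,1,1+h\}$ by mergers at distance $h$, and then the root at distance $1-2h$. We have $\varphi_Q(\lambda)=\varphi_{Q'}(\lambda)=0$. At every other non-root node $T$ the parent has merging distance $h$, and $|P(u)|\le h^2|P|_{u,h}\le36C_1h^2\nu_{T^+}(P)$ for $u\in T^+$ by (12.1). So $\mathrm{cost}(\lambda)\le Ch^2$ with $C$ independent of $h$. Now split off the vector $\lambda'$ with entries $1$ at $-h$, $-1-c$ at $0$, $c$ at $1+h$, where $c=\frac h{1+h}$.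 It is zero-sum, since $-h+c(1+h)=0$; it has the signs of $\lambda$, and so has $\lambda-\lambda'$, so both can be part of a Carathéodory splitting. But $\varphi_Q(\lambda')=-c\,\mathrm{ev}_{1+h}$, and testing on $P=1$, with $\nu_S(1)=(1-2h)^{-2}$, shows $\mathrm{cost}(\lambda')\ge c(1-2h)^2\ge h/5$. The ratio to $\mathrm{cost}(\lambda)$ is at least a constant times $1/h$.

So the splitting has to respect the tree. The tool is a Carathéodory argument on whole blocks rather than on points.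

**Lemma 14.2 (cone decomposition).** Suppose $\lambda=\lambda_u\delta_u+\sum_b\lambda^b$ is zero-sum, where the $\lambda^b$ are the nonzero restrictions of $\lambda$ to disjoint sets ("blocks") partitioning $S\setminus\{u\}$. Then $\lambda=\sum_i\lambda^{(i)}$ (finite sum), $\lambda^{(i)}=\sum_bc_b^{(i)}\lambda^b+\mu^{(i)}\delta_u$ zero-sum, $c_b^{(i)}\ge0$, $\sum_ic_b^{(i)}=1$ for each $b$, and each $c^{(i)}$ has at most $D$ nonzero entries.

*Proof.* Let $\bar\varphi_b$ be the class of $\varphi_b=\sum_v\lambda_v^b\mathrm{ev}_v$ in $\mathcal P^*/\mathbb R\,\mathrm{ev}_u$, a space of dimension $D-1$. The vector $(1,\dots,1)$ lies in the pointed polyhedral cone $\{c\ge0:\sum c_b\bar\varphi_b=0\}$, hence is a finite sum of vectors on extreme rays. If $I$ is the support of an extreme vector, the linear relations among $\{\bar\varphi_b\}_{b\in I}$ form a one-dimensional space, since otherwise the vector could be perturbed in both directions along another relation. So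 $\#I\le(D-1)+1=D$. Choose $\mu^{(i)}$ making $\lambda^{(i)}$ zero-sum. Then $\sum_i\mu^{(i)}\mathrm{ev}_u=-\sum_b\varphi_b=\lambda_u\mathrm{ev}_u$, so $\sum\mu^{(i)}=\lambda_u$. $\square$

At a leaf $u$ the natural blocks are the siblings of the nodes containing $u$. For a node $T$ inside one block, $\varphi_T(\lambda^{(i)})=c\,\varphi_T(\lambda)$ and the costs add up exactly. The nodes $T\ni u$ are the danger: there $\varphi_T$ mixes several $c_b$. Section 15 handles them with weights that decay with depth, and it loses a factor $(h^2k)^h$ where $h$ bounds the depth. Applied directly to our tree this would be ruinous: for $S=\{1,2,4,\dots,2^{k-1}\}\subset\mathbb R$ the clusters swallow one point at a time, the depth is $k-1$, and with $k=k_1$ the loss would be doubly exponential in $D$. So we first lower the depth, at no cost at all.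

**Definition (light, main, main path).** At each internal node call a child with the smaller number of leaves light (ties arbitrary), the other main. A main path starts at $X$, the root or a light node, and follows main children down to a leaf $u_X$ (if $X$ is a leaf, the path is $X$ alone). Each leaf ends exactly one main path, and the non-top nodes of a main path are not light. Let $\mathcal W(\lambda)=\sum_{T\text{ light}}\nu_{T^+}^*(\varphi_T(\lambda))\le\mathrm{cost}(\lambda)$.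

In $\{1,2,4,\dots,2^{k-1}\}$ the light children are single points, and the main path from the root passes through all internal nodes.

**Step 1: processing one main path.** We split so that $\mathcal W$ is conserved and few light children along the path survive. Let the path be $X=T_p\supset\dots\supset T_0=\{u\}$, with $Y_j$ the light child of $T_j$, and let $\lambda$ be a current zero-sum atom. Do nothing if $\lambda|_X=0$; otherwise apply Lemma 14.2 with blocks $Y_1,\dots,Y_p$ and $O=S\setminus X$. Let $T$ be light.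

If $T\cap X=\emptyset$, then $T\subset O$. If $T\subsetneq X$, let $T_j$ be the smallest path node containing $T$; as $T_0,\dots,T_{p-1}$ are not light and $T\neq X$, $T\ne T_j$, so $T$ lies in a child of $T_j$, which is not $T_{j-1}$ by minimality; so $T\subset Y_j$. In these two cases $\varphi_T(\lambda^{(i)})=c\,\varphi_T(\lambda)$ with $c=c_O^{(i)}$ or $c=c_{Y_j}^{(i)}$. If $T\supseteq X$, then $\varphi_T=-\sum_{v\in S\setminus T}\lambda_v\mathrm{ev}_v$ for zero-sum vectors, and $S\setminus T\subset O$, so again $\varphi_T(\lambda^{(i)})=c_O^{(i)}\varphi_T(\lambda)$. Zero blocks contribute $0$ before and after. Since $\sum_ic_b^{(i)}=1$, $\sum_i\mathcal W(\lambda^{(i)})=\mathcal W(\lambda)$. After processing, at most $D$ of the $Y_j$ meet $\operatorname{supp}\lambda^{(i)}$.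

**Step 2: persistence.** Process the main paths one after another; we check that later steps do not spoil earlier ones. Processing another path (top $X'$, leaf $u'$, $\lambda|_{X'}\ne0$) can enlarge the support only by $u'$. Suppose $u'\in Y$ with $Y$ light. Then $X'$ and $Y$ are nested. Either $X'\subset Y$, and $\lambda|_Y\ne0$ already; or $Y\subsetneq X'$, and then the light node $Y$ would be a non-top node of the main path of $u'$, which is impossible. So no light $Y$ with $\lambda|_Y=0$ becomes nonzero. Likewise a skipped path with light top $X$ keeps $\lambda|_X=0$, and if $X=S$ is skipped, $\lambda=0$ and the atom is dropped.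

**Step 3: the depth.** So $\lambda$ is a sum of zero-sum atoms with total $\mathcal W$ equal to $\mathcal W(\lambda)$, such that on every main path at most $D$ nodes have a light child meeting the support $Z$ of the atom. Call a node branching (for $Z$) if both children meet $Z$. A root-to-leaf path meets at most $1+\log_2k$ main paths, since each step to a light child at least halves the number of leaves. Hence for each $u\in Z$ at most $h=\lfloor D(1+\log_2k)\rfloor$ branching nodes contain $u$.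

## 15. Weights that decay with depth

Fix an atom $\lambda\ne0$ from Section 14 with support $Z$; $\#Z\ge2$ since $\mathrm{ev}_u\ne0$. Pass to the contracted binary tree with leaf set $Z$ whose internal nodes are the branching nodes $Q$ (identified with $Q\cap Z$), with the norms $\nu_Q^*$ and the inherited labels light/main of the two children of each branching node. In this section all vectors are supported in $Z$, and $T^+$ is the parent in the contracted tree until Step 4. For a non-root node $T$ let $d(T)\in\{1,\dots,h\}$ be the number of internal nodes strictly containing it. Put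
$$\varepsilon=\frac1{h^2k},\qquad\mathcal W_\varepsilon(\lambda)=\sum_{T\text{ light}}\varepsilon^{d(T)}\nu_{T^+}^*(\varphi_T(\lambda)).$$
Each light $T$ of the contracted tree corresponds to a light child of the branching node $T^+$ in the original tree with the same $\varphi$, so $\mathcal W_\varepsilon(\lambda)\le\mathcal W(\lambda)$.

**Step 1: main nodes are controlled by light nodes.** For a zero-sum $\lambda$ and each non-root $T$ we claim
$$\nu_{T^+}^*(\varphi_T)\le\sum_{T'\in U(T)}\nu_{T'^+}^*(\varphi_{T'}),\tag{15.1}$$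
where $U(T)$ consists of distinct light nodes $T'$ with $d(T')\le d(T)$. If $T$ is light, $U(T)=\{T\}$. If $T$ is main with light sibling $T^s$, then $\varphi_T=\varphi_{T^+}-\varphi_{T^s}$ and $d(T^s)=d(T)$. Here $\varphi_{T^+}=0$ if $T^+$ is the root, and otherwise $\nu_{T^+}^*(\varphi_{T^+})\le\nu_{T^{++}}^*(\varphi_{T^+})$ with $d(T^+)=d(T)-1$; iterate. The light nodes found have distinct depths. Consequently
$$\varepsilon^d\nu_{T^+}^*(\varphi_T)\le\varepsilon\,\mathcal W_\varepsilon(\lambda)\ \text{ if }d>d(T),\qquad\nu_{T^+}^*(\varphi_T)\le\varepsilon^{-h}\mathcal W_\varepsilon(\lambda).\tag{15.2}$$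

**Step 2: the splitting.** We repeat the cone decomposition until every leaf sees few blocks. For $u\in Z$ with chain $\{u\}=T_0\subset T_1\subset\dots\subset T_p$ (root), $p\le h$, let $Y_j$ be the sibling of $T_{j-1}$ in $T_j$ and $b_u(\lambda)=\#\{j:\lambda|_{Y_j}\ne0\}$. While some $u\in\operatorname{supp}\lambda$ has $b_u(\lambda)>D$, apply Lemma 14.2 with blocks $Y_1,\dots,Y_p$, which partition $Z\setminus\{u\}$. Then $\operatorname{supp}\lambda^{(i)}\subset\operatorname{supp}\lambda$, and $b_u(\lambda^{(i)})\le D$. As $b_v$ is monotone in the support, along every branch of the process each leaf is used at most once, so there are at most $k$ rounds along each branch.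

**Step 3: the price of one round.** We show
$$\sum_i\mathcal W_\varepsilon(\lambda^{(i)})\le(1+h^2\varepsilon)\,\mathcal W_\varepsilon(\lambda).\tag{15.3}$$
A light $T\not\ni u$ lies in some $Y_j$, $\varphi_T(\lambda^{(i)})=c_j^{(i)}\varphi_T(\lambda)$, and its contributions add up exactly to the old one. Let $T=T_l\ni u$ be light, $l<p$; then $Y_{l+1}$ is main. As $\varphi_{T_l}(\lambda^{(i)})=-\sum_{j>l}c_j^{(i)}\varphi_{Y_j}(\lambda)$ and $\sum_ic_j^{(i)}=1$,
$$\sum_i\varepsilon^{d(T_l)}\nu_{T_{l+1}}^*(\varphi_{T_l}(\lambda^{(i)}))\le\sum_{j\ge l+1}\varepsilon^{d(T_l)}\nu_{T_{l+1}}^*(\varphi_{Y_j}(\lambda)),\qquad\nu^*_{T_{l+1}}\le\nu^*_{T_j}.$$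
For $j>l+1$ we have $Y_j^+=T_j$ and $d(Y_j)=d(T_{j-1})<d(T_l)$, so the term is at most $\varepsilon^{d(T_l)}\nu^*_{T_j}(\varphi_{Y_j}(\lambda))\le\varepsilon\mathcal W_\varepsilon(\lambda)$ by (15.2). For $j=l+1$, $\varphi_{Y_{l+1}}=\varphi_{T_{l+1}}-\varphi_{T_l}$. The part of $\varphi_{T_l}$ contributes at most the old term $\varepsilon^{d(T_l)}\nu_{T_{l+1}}^*(\varphi_{T_l}(\lambda))$ of $\mathcal W_\varepsilon(\lambda)$. The part of $\varphi_{T_{l+1}}$ is $0$ if $T_{l+1}$ is the root, and otherwise at most $\varepsilon^{d(T_l)}\nu_{T_{l+2}}^*(\varphi_{T_{l+1}}(\lambda))\le\varepsilon\mathcal W_\varepsilon(\lambda)$ by (15.2), as $d(T_l)=d(T_{l+1})+1$. Sum over at most $h$ values of $l$ and at most $h$ values of $j$.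

After at most $k$ rounds the total $\mathcal W_\varepsilon$ is at most $(1+h^2\varepsilon)^k\mathcal W_\varepsilon(\lambda)\le e\,\mathcal W_\varepsilon(\lambda)$, and each final nonzero atom $\lambda^{(i)}$ has $b_u\le D$ for all $u$ in its support. For such $u$, a node $T_j\ni u$ is branching for $\operatorname{supp}\lambda^{(i)}$ if and only if $\lambda^{(i)}|_{Y_j}\ne0$; so exactly $b_u$ branching nodes of $\operatorname{supp}\lambda^{(i)}$ contain $u$. The binary tree induced by the support therefore has depth at most $D$, and $\#\operatorname{supp}\lambda^{(i)}\le2^D$.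

**Step 4: back to the cost.** We undo the weights and the contraction. Let $T\ne S$ be a node of the original tree with $\varphi_T(\lambda^{(i)})\ne0$. Then $T\cap Z\ne\emptyset$, and $T\cap Z\ne Z$ because $\lambda^{(i)}$ is zero-sum. The set $T\cap Z$ is a node of the contracted tree: the smallest original node containing it is a leaf or branching. Its contracted parent $Q$ is an original node meeting $T$ and containing a point of $Z\setminus T$, so $Q\supsetneq T$ and $Q\supseteq T^+$, the original parent. By (15.2), $\nu_{T^+}^*(\varphi_T)\le\nu_Q^*(\varphi_{T\cap Z})\le\varepsilon^{-h}\mathcal W_\varepsilon(\lambda^{(i)})$. There are at most $2k$ nodes, so $\mathrm{cost}(\lambda^{(i)})\le2k\varepsilon^{-h}\mathcal W_\varepsilon(\lambda^{(i)})$. Summing over the atoms of this section and of Section 14, the total cost is at most $2ek\varepsilon^{-h}\mathcal W(\lambda)\le6k(h^2k)^h\,\mathrm{cost}(\lambda)$, where $\lambda$ is now the vector we started from. This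 proves Proposition 12.1, and with Section 13 it proves Theorem 3. $\square$

## 16. Proof of Theorem 1

Let $m\ge2$, and let $E\ne\emptyset$, $f$, $M$ satisfy the hypothesis with $k^\#=2^D$ (for $E=\emptyset$ take $F=0$).

**Step 1: finite subsets.** We combine Theorems 2 and 3. Let $E_0\subset E$ be finite. For $S\subset E_0$, $\#S\le k_1=(D+1)^{\ell_0+1}$, Theorem 3 (or the hypothesis, if $\#S\le2^D$) gives an extension of $f|_S$ of norm at most $C_RM$, with $C_R\ge1$ evaluated at $k=k_1$. Here $\log k_1=O(D^2\log D)$ and $h=O(D^4)$, so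
$$\log C_R=O(D^3)+O(D)\log k_1+h\log(h^2k_1)=O(D^7).$$
Corollary 11.1 gives $F_{E_0}$ with $F_{E_0}=f$ on $E_0$ and $\|F_{E_0}\|\le C^\#M$, where $C^\#=C_0C_R=e^{O(D^{14})}$.

**Step 2: arbitrary $E$.** A compactness argument finishes the proof, but the $F_{E_0}$ must first be made bounded. Let $\mathcal N=\{P\in\mathcal P:P|_E=0\}$, $\mathcal P=\mathcal N\oplus\mathcal Q$, and choose a finite $E_1\subset E$ such that $P\mapsto P|_{E_1}$ is injective on the finite-dimensional space $\mathcal Q$. For finite $E_0$ with $E_1\subset E_0\subset E$, subtract an element of $\mathcal N$ from $F_{E_0}$ to get $J_0F_{E_0}\in\mathcal Q$; this changes neither $\|F_{E_0}\|$ nor the values on $E$. By (3.3), $|J_0F_{E_0}(z)-f(z)|\le n^{m/2}C^\#M|z|^m$ for $z\in E_1$. So $J_0F_{E_0}$ is bounded on $E_1$ independently of $E_0$, and lies in a fixed compact set $\mathcal Q_0\subset\mathcal Q$. The set $\{F:J_0F\in\mathcal Q_0,\ \|F\|\le C^\#M\}$ is compact for locally uniform convergence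 of the derivatives of order at most $m-1$, and its closed subsets $\{F=f\text{ on }E_0\}$, $E_0\supset E_1$ finite, are nonempty with the finite intersection property. A common element $F$ satisfies $F=f$ on $E$ and $\|F\|\le C^\#M$.

Together with the case $m=1$ from Section 2, this proves Theorem 1: the finiteness principle holds with $k^\#=2^D$ and $C^\#=\exp(cD^{14})$, $c$ absolute. $\blacksquare$
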